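\title{Smooth two-sided harmonic measure does not make the boundary a smooth image of its blow-up}


\begin{abstract}
Let $\Omega\subset\mathbb R^n$, $n\ge3$, be a 2-sided NTA domain whose interior and exterior harmonic measures are mutually absolutely continuous with $\log(d\omega^-/d\omega^+)\in\mathrm{VMO}(d\omega^+)$. At each boundary point the blow-ups of $\partial\Omega$ are zero sets of homogeneous harmonic polynomials of one degree $d$. We show that for $d\ge2$ a $C^\infty$ logarithmic density does not force $\partial\Omega$ to be locally the image of such a zero set under a $C^\infty$, or even a $C^2$, diffeomorphism. This fails for every pair $(n,d)$ for which such points exist. If the density is constant near the point, the conclusion holds exactly for $(n,d)=(3,3)$ and $(4,2)$. The proof constructs domains with a prescribed smooth density, expands the boundary to second order at the singular point, and compares the expansion with what a quadratic change of coordinates can produce.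
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $n\ge3$. An open set $\Omega\subset\mathbb R^n$ is a \emph{2-sided NTA domain} if $\Omega^+=\Omega$ and $\Omega^-=\mathbb R^n\setminus\overline\Omega$ are both NTA domains with common boundary $\partial\Omega^+=\partial\Omega=\partial\Omega^-$. The NTA condition of Jerison and Kenig, recalled in Section~\ref{sec:nta}, is a scale-invariant form of openness and connectedness. Let $\omega^\pm$ be the harmonic measures of $\Omega^\pm$ with respect to fixed poles $X^\pm\in\Omega^\pm$, or the pole at infinity if $\Omega^\pm$ is unbounded. The \emph{standing hypotheses} of this paper are that $\Omega$ is 2-sided NTA and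
\begin{equation}\label{eq:standing}
\omega^+\ll\omega^-\ll\omega^+,\qquad \log\frac{d\omega^-}{d\omega^+}\in\mathrm{VMO}(d\omega^+).
\end{equation}
Here $f\in\mathrm{VMO}(d\omega^+)$ means that the mean oscillation $\omega^+(B)^{-1}\int_B|f-f_B|\,d\omega^+$, with $f_B$ the $\omega^+$-average of $f$ on $B=B(Q,r)$, tends to $0$ as $r\downarrow0$, uniformly in $Q\in\partial\Omega$.

To see what \eqref{eq:standing} measures, let $G^\pm$ be the Green functions of $\Omega^\pm$. Where $\partial\Omega$ is smooth, $d\omega^\pm=|\nabla G^\pm|\,d\sigma$, so the density $d\omega^-/d\omega^+$ is the ratio of the two normal derivatives. If this ratio equals a constant $e^c$ near $x\in\partial\Omega$, then $e^cG^+-G^-$ is harmonic across the boundary (Lemma~\ref{lem:reduction}), and $\partial\Omega$ is near $x$ the zero set of a harmonic function. Seen at smaller and smaller scales, it looks like the zero set of the lowest Taylor term of that function. Condition \eqref{eq:standing} says that the ratio is asymptotically constant at small scales, and the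 structure theorem below says that this last conclusion survives.

For a function $h$ write $\Sigma_h=\{h=0\}$. A \emph{blow-up} of a closed set $E$ at $x\in E$ is a closed set $T$ such that $r_i^{-1}(E-x)\to T$ for some sequence $r_i\downarrow0$, in the Hausdorff distance uniformly on compact sets. Concretely, $E_i\to T$ means that every limit point of a sequence $y_i\in E_i$ lies in $T$ and every point of $T$ is a limit of points $y_i\in E_i$. Every sequence $r_i\downarrow0$ has a subsequence along which the limit exists. The following theorem is known, and we take it as given.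

\begin{theorem}[Structure theorem]\label{thm:structure}
Under the standing hypotheses there is an integer $d_0\ge1$ such that $\partial\Omega=\Gamma_1\cup\dots\cup\Gamma_{d_0}$, a disjoint union, where $x\in\Gamma_d$ if and only if every blow-up of $\partial\Omega$ at $x$ is $\Sigma_h$ for some homogeneous harmonic polynomial $h$ of degree $d$. For such $h$, $\Sigma_h$ separates $\mathbb R^n$ into two components. Moreover $\Gamma_1$ is relatively open in $\partial\Omega$ and locally Reifenberg flat with vanishing constant, and $\partial\Omega\setminus\Gamma_1$ is closed, nowhere dense in $\partial\Omega$, and has $\omega^\pm(\partial\Omega\setminus\Gamma_1)=0$.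
\end{theorem}

We use only the description of $\Gamma_d$ and the fact that the blow-ups separate $\mathbb R^n$ into two components.

We write $\log\frac{d\omega^-}{d\omega^+}\in C^\infty(\partial\Omega)$ if this function agrees $\omega^+$-a.e.\ with the restriction to $\partial\Omega$ of a $C^\infty$ function defined on a neighborhood of $\partial\Omega$. We say that $\partial\Omega$ near $x$ is the \emph{$C^k$ image} of $\Sigma_h$ if there are open neighborhoods $U$ of $0$ and $V$ of $x$ and a $C^k$ diffeomorphism $\phi:U\to V$ with $\phi(0)=x$ and $\phi(\Sigma_h\cap U)=\partial\Omega\cap V$. The following question is posed as an open problem in \cite{Badger}.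

\begin{quote}
\emph{If $\log\frac{d\omega^-}{d\omega^+}\in C^\infty(\partial\Omega)$ and $x\in\Gamma_d$ with $d\ge2$, is $\partial\Omega$ near $x$ the $C^\infty$ image of $\Sigma_h$ for some homogeneous harmonic polynomial $h$ of degree $d$ that separates space into two components?}
\end{quote}

The simplest cases suggest the answer yes. Let the density be constant near $x$, so that $\partial\Omega=\Sigma_v$ with $v$ harmonic and $v(x+y)=h(y)+O(|y|^{d+1})$. For $d=1$ the implicit function theorem straightens $\Sigma_v$ into the hyperplane $\Sigma_h$, and for a nondegenerate quadratic form $h$ the Morse lemma straightens it into the cone $\Sigma_h$. A smooth density differs from a constant by a smooth function that is small near $x$, and one may expect such a perturbation to be harmless. It is not.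

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(i)] If $n=3$ and $d$ is even, then $\Gamma_d=\emptyset$ for every $\Omega$ satisfying the standing hypotheses.
\item[(ii)] If $n=3$ and $d\ge3$ is odd, or $n\ge4$ and $d\ge2$, there is a domain $\Omega\subset\mathbb R^n$ satisfying the standing hypotheses, with both $\Omega^\pm$ unbounded and poles at infinity, such that $\log\frac{d\omega^-}{d\omega^+}$ is the restriction of a bounded Lipschitz $C^\infty$ function on $\mathbb R^n$, $0\in\Gamma_d$, and near $0$ the set $\partial\Omega$ is not the image of $\Sigma_{h'}$ under any $C^2$ diffeomorphism $\phi$ with $\phi(0)=0$, for any homogeneous harmonic polynomial $h'$.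
\end{enumerate}
\end{theorem}

Call a pair $(n,d)$ with $d\ge2$ \emph{admissible} if $\Gamma_d$ can be nonempty. By Theorem~\ref{thm:main} the admissible pairs are those in (ii), and for each of them the answer to the question is no. For locally constant densities the answer depends on $(n,d)$.

\begin{theorem}\label{thm:constant}
\begin{enumerate}
\item[(a)] Let $(n,d)\in\{(4,2),(3,3)\}$. If $\Omega$ satisfies the standing hypotheses, $x\in\Gamma_d$, and $\log\frac{d\omega^-}{d\omega^+}$ is a.e.\ constant on $\partial\Omega\cap B(x,r_0)$ for some $r_0>0$, then $\partial\Omega$ near $x$ is the $C^\infty$ image of $\Sigma_h$ for a homogeneous harmonic polynomial $h$ of degree $d$ that separates space into two components.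
\item[(b)] For every other admissible pair, that is, for $n=3$ and $d\ge5$ odd, for $n\ge4$ and $d\ge3$, and for $n\ge5$ and $d=2$, there is a domain $\Omega$ as in Theorem~\ref{thm:main}(ii) with $\log\frac{d\omega^-}{d\omega^+}$ constant near $0$. For $n\ge5$, $d=2$ one can take $\omega^-=\omega^+$, and then even $C^1$ diffeomorphisms are excluded.
\end{enumerate}
\end{theorem}

\subsection*{Notation}
$\mathcal P_j$ and $\mathcal H_j$ are the spaces of real homogeneous polynomials, respectively homogeneous harmonic polynomials, of degree $j$; $B_r=B(0,r)$; $S=S^{n-1}$; $\Delta_S$ is the Laplacian of $S$ and $\lambda_j=j(j+n-2)$. If $u$ is homogeneous of degree $j$, then $\Delta u=|x|^{j-2}(\Delta_S+\lambda_j)u|_S$. The spaces $\mathcal H_j|_S$ are the eigenspaces of $-\Delta_S$, with eigenvalues $\lambda_j$, and $\mathcal H_j$ is orthogonal in $L^2(S)$ to all polynomials of degree less than $j$. We put $L(\rho)=\log(e/\rho)$ and $\partial_c=c\cdot\nabla$. A polynomial $h\in\mathcal H_d$ is \emph{good} if $\nabla h\ne0$ on $\Sigma_h\setminus\{0\}$ and both $\{h>0\}$ and $\{h<0\}$ are connected. For $h\in\mathcal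 H_d$ let
\[
J_{d+1}(h)=\Big\{\sum_{i=1}^nQ_i\,\partial_ih:\ Q_i\in\mathcal P_2\Big\}\subset\mathcal P_{d+1}.
\]
Euler's identity gives $\ell h=\frac1d\sum_i\ell x_i\,\partial_ih$ for linear $\ell$, so $h\,\mathcal P_1\subset J_{d+1}(h)$.

\subsection*{The second-order test}
Suppose that $\partial\Omega=\Sigma_v$ near $0$, with $v=h+w$, $h\in\mathcal H_d$ and $w$ of order $|x|^{d+1}$ up to a logarithm, and suppose that $\phi$ maps a cone $\Sigma_{h'}$ onto $\Sigma_v$. To first order, $D\phi(0)$ must map $\Sigma_{h'}$ onto $\Sigma_h$. To second order, $\phi$ moves the point $t\theta\in\Sigma_h$ to $t\theta+t^2Q(\theta)+o(t^2)$, where $Q$ is a quadratic polynomial vector field. Expanding $v=0$ at this point gives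
\[
w(t\theta)=-t^{d+1}\,\nabla h(\theta)\cdot Q(\theta)+o(t^{d+1}).
\]
So along $\Sigma_h$ the term of order $d+1$ of $w$ must come from the finite-dimensional space $J_{d+1}(h)$. This test, and its first-order version, can fail in four ways.
\begin{enumerate}
\item The term contains $t^{d+1}\log t$. This gives Theorem~\ref{thm:main}(ii) for even $d$.
\item The term has a part that is odd under $\theta\mapsto-\theta$, while $d+1$ is even. This gives Theorem~\ref{thm:main}(ii) for odd $d$.
\item The term is a harmonic polynomial outside $J_{d+1}(h)$. This gives Theorem~\ref{thm:constant}(b) for $d\ge3$.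
\item The blow-up has a larger singular set than $\partial\Omega$ itself. This gives Theorem~\ref{thm:constant}(b) for $d=2$.
\end{enumerate}
Conversely, if $J_{d+1}(h)=\mathcal P_{d+1}$, every smooth $v=h+O(|x|^{d+1})$ is $h$ in suitable smooth coordinates, and this equality is forced for $(n,d)=(4,2)$ and $(3,3)$.

Section~\ref{sec:plane} shows the first two effects by hand in the plane. Sections~\ref{sec:nta} and \ref{sec:construction} construct domains with a prescribed density and a prescribed good blow-up, Section~\ref{sec:test} proves the test, Sections~\ref{sec:expansion} and \ref{sec:families} prove Theorem~\ref{thm:main}, and Sections~\ref{sec:positive}--\ref{sec:quadratic} prove Theorem~\ref{thm:constant}.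

\section{A planar model}\label{sec:plane}

To prescribe $\log\frac{d\omega^-}{d\omega^+}=g$ we look for one $C^1$ function $v$ such that $u^+=e^{-g}v$ is harmonic in $\{v>0\}$ and $u^-=-v$ is harmonic in $\{v<0\}$. Then $|\nabla u^-|/|\nabla u^+|=e^g$ on $\Sigma_v$. Since
\begin{equation}\label{eq:product}
\Delta(e^{-g}v)=e^{-g}\big(\Delta v-2\nabla g\cdot\nabla v-(\Delta g-|\nabla g|^2)v\big),
\end{equation}
the two conditions together read
\begin{equation}\label{eq:transmission}
\Delta v=\chi_{\{v>0\}}\big(2\nabla g\cdot\nabla v+(\Delta g-|\nabla g|^2)v\big).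
\end{equation}
However smooth $g$ is, the right side jumps by $2\nabla g\cdot\nabla v$ across $\Sigma_v$. This jump is the source of the first two obstructions.

Take $g=\varepsilon\,c\cdot x$ near $0$ and $v=h+w$ with $h\in\mathcal H_d$. The part of lowest degree on the right of \eqref{eq:transmission} is
\[
2\varepsilon\chi_{\{h>0\}}\partial_ch=\varepsilon\,\partial_ch+\varepsilon\,\partial_c|h| .
\]
The first summand is the Laplacian of $\frac12\varepsilon(c\cdot x)h$, which vanishes on $\Sigma_h$ and does not move the zero set at this order. The second is the Laplacian of $\varepsilon\,\partial_c\widetilde N$, where $\Delta\widetilde N=|h|$. So one expects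
\begin{equation}\label{eq:ansatz}
w=\tfrac12\varepsilon(c\cdot x)h+\varepsilon\,\partial_c\widetilde N+q+\text{(higher order)},\qquad q\in\mathcal H_{d+1},
\end{equation}
and Proposition~\ref{prop:expansion} proves this for good $h$. Here we only read off what \eqref{eq:ansatz} predicts in the plane, where $\widetilde N$ is explicit. Let $\zeta=re^{i\varphi}$ and $h=\operatorname{Re}\zeta^d=r^d\cos d\varphi$. A solution $r^{d+2}\nu(\varphi)$ of $\Delta\widetilde N=|h|$ requires
\begin{equation}\label{eq:ode}
\nu''+(d+2)^2\nu=|\cos d\varphi| .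
\end{equation}

\begin{lemma}\label{lem:planar}
For $d\ge3$, equation \eqref{eq:ode} has a $C^2$ solution $\nu$ of period $\pi/d$ with
\[
\nu\Big(\frac{\pi}{2d}\Big)=\frac{d\tan(\pi/d)}{4(d+1)(d+2)}>0 .
\]
\end{lemma}

\begin{proof}
For $|\varphi|\le\frac\pi{2d}$ let
\[
\nu(\varphi)=\frac{\cos d\varphi}{4(d+1)}+B\cos((d+2)\varphi),\qquad B=-\frac{d}{4(d+1)(d+2)\cos(\pi/d)} .
\]
Since $(d+2)^2-d^2=4(d+1)$, we have $\nu''+(d+2)^2\nu=\cos d\varphi$ on this interval. At $\varphi=\frac\pi{2d}$ we have $(d+2)\varphi=\frac\pi2+\frac\pi d$, so $\nu'(\frac\pi{2d})=-\frac{d}{4(d+1)}-B(d+2)\cos\frac\pi d=0$ and $\nu(\frac\pi{2d})=-B\sin\frac\pi d$, which is the stated value. As $\nu$ is even with $\nu'(\pm\frac\pi{2d})=0$, its extension with period $\pi/d$ is $C^1$. It solves \eqref{eq:ode} piecewise, so $\nu''=|\cos d\varphi|-(d+2)^2\nu$ is continuous.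
\end{proof}

Let $\theta_0=e^{i\pi/2d}$, so that the line $\mathbb R\theta_0$ lies in $\Sigma_h$, and take $c=\theta_0$. Then $\partial_c\widetilde N(t\theta_0)=\frac{d}{dt}\widetilde N(t\theta_0)$. Near $t\theta_0$ the zero set of $h+w$ is displaced from the line, in the normal direction $e$, by about $-w(t\theta_0)/\partial_eh(t\theta_0)$, and $\partial_eh(t\theta_0)=t^{d-1}\partial_eh(\theta_0)$ for $t\in\mathbb R$.

\emph{The case $d=3$.} Here $\widetilde N(t\theta_0)=\frac{3\sqrt3}{80}|t|^5$, so \eqref{eq:ansatz} gives $w(t\theta_0)\approx\frac{3\sqrt3}{16}\varepsilon\,t|t|^3+q(\theta_0)t^4$. Dividing by $t^2$, the line is bent into a curve with displacement $\alpha\,t|t|+\beta t^2$, $\alpha\ne0$. A $C^2$ diffeomorphism bends a line into a curve with displacement $\beta't^2+o(t^2)$. The same mismatch occurs for every odd $d$.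

\emph{The case $d=2$.} Now $\cos(\pi/d)=0$ and $B$ is undefined. Indeed \eqref{eq:ode} has no periodic solution: integrated against $\cos4\varphi$, its left side gives $0$, while $\int_0^{2\pi}|\cos2\varphi|\cos4\varphi\,d\varphi=2\int_{-\pi/2}^{\pi/2}\cos\psi\,(1-2\sin^2\psi)\,d\psi=\frac43$. The resonant part $\frac4{3\pi}r^2\cos4\varphi$ of $|h|$ is the Laplacian of $\frac1{6\pi}r^4\cos4\varphi\,\log r$, and $\cos4\varphi=-1$ on the line. So $w(t\theta_0)\approx-\frac{2}{3\pi}\varepsilon\,t^3\log|t|+O(t^3)$, and the displacement is of order $t^2\log|t|$, larger than any $C^2$ map allows.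

For even $d\ge4$ the planar computation gives $\widetilde N(t\theta_0)=\nu(\frac\pi{2d})\,t^{d+2}$, a polynomial in $t$, and neither effect appears; the logarithm will have to be found in $\mathbb R^4$. Also, the planar sets $\{\pm h>0\}$ have $d$ components each, so they are not NTA domains. In Section~\ref{sec:families} the cylinder $\operatorname{Re}\zeta^d$ is perturbed to a good polynomial in $\mathbb R^3$ or $\mathbb R^4$.

\section{NTA domains bounded by zero sets}\label{sec:nta}

Let $\Omega\subset\mathbb R^n$ be open and $\delta(X)=\operatorname{dist}(X,\partial\Omega)$. The NTA condition asks for the properties below, with a constant $M>1$, up to some scale. The domains we construct have them at all scales, and we state them in that form.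
\begin{itemize}
\item \emph{Corkscrews.} For $Q\in\partial\Omega$ and $r>0$ there is a \emph{corkscrew point} $X\in\Omega\cap B(Q,r)$ with $\delta(X)\ge r/M$; and the same holds for $\mathbb R^n\setminus\overline\Omega$.
\item \emph{Harnack chains.} If $X,Y\in\Omega$, $\delta(X),\delta(Y)\ge\eta$ and $|X-Y|<2^l\eta$ with $l\ge1$ an integer, there are balls $B^1,\dots,B^N\subset\Omega$, $N\le Ml$, with $X\in B^1$, $Y\in B^N$, $B^j\cap B^{j+1}\ne\emptyset$, $M^{-1}\operatorname{diam}B^j\le\operatorname{dist}(B^j,\partial\Omega)\le M\operatorname{diam}B^j$, and $\operatorname{diam}B^j\ge M^{-1}\min(\operatorname{dist}(X,B^j),\operatorname{dist}(Y,B^j))$.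
\end{itemize}
Harnack chains are awkward to verify by compactness and to transport by a map. We replace them by a condition at one scale.
\begin{itemize}
\item[(H)] For every $\Lambda\ge1$ there is $\rho\in(0,1)$ such that if $X,Y\in\Omega$, $m=\min(\delta(X),\delta(Y))$ and $|X-Y|\le\Lambda m$, then $X$ and $Y$ are joined by a path in $\Omega\cap B(X,m/\rho)$ on which $\delta\ge\rho m$.
\end{itemize}
An \emph{(H)-pair} is a pair of disjoint open sets $\Omega^\pm$ with $\partial\Omega^+=\partial\Omega^-=\mathbb R^n\setminus(\Omega^+\cup\Omega^-)\neq\emptyset$, each of which has corkscrew points at all scales and satisfies (H).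

\begin{lemma}\label{lem:H}
Let $(\Omega^+,\Omega^-)$ be an (H)-pair in $\mathbb R^n$.
\begin{enumerate}
\item[(a)] $\Omega^+$ is a 2-sided NTA domain with $\mathbb R^n\setminus\overline{\Omega^+}=\Omega^-$, and both sets are unbounded.
\item[(b)] If $F$ is a bi-Lipschitz homeomorphism of $\mathbb R^n$, then $(F^{-1}\Omega^+,F^{-1}\Omega^-)$ is an (H)-pair.
\item[(c)] $(\Omega^+\times\mathbb R^k,\Omega^-\times\mathbb R^k)$ is an (H)-pair in $\mathbb R^{n+k}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Only the Harnack chains need proof; let $\Omega=\Omega^\pm$. First let $X,Y$ be as in (H) and take a maximal $(\rho m/4)$-separated subset of the path. The balls of radius $\rho m/4$ centered at its points cover the path, and by comparing volumes there are at most $N(\Lambda)$ of them. The path is connected, so some of these balls form a chain from $X$ to $Y$. Their distances to $\partial\Omega$ lie between $\frac34\rho m$ and $(1+\Lambda+1/\rho)m$, because $\delta(X)\le(1+\Lambda)m$.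

Now let $\delta(X),\delta(Y)\ge\eta$ and $|X-Y|<D:=2^l\eta$. We climb from $X$ to height comparable to $D$. If $\delta(X)\ge D$, put $X^*=X$. Otherwise let $Q\in\partial\Omega$ be nearest to $X$, choose $0\le J\le l$ with $2^J\delta(X)\in[D/2,D)$, let $X_0=X$, let $X_j$ be a corkscrew point for $B(Q,2^j\delta(X))$ for $1\le j\le J$, and put $X^*=X_J$. Then $|X_j-X_{j+1}|\le3\cdot2^j\delta(X)\le3M\min(\delta(X_j),\delta(X_{j+1}))$, so the first paragraph joins $X_j$ to $X_{j+1}$ by boundedly many balls, of radius comparable to $2^j\delta(X)$ and within distance $C2^j\delta(X)$ of $X$. Define $Y^*$ in the same way. Then $m^*=\min(\delta(X^*),\delta(Y^*))\ge D/2M$ and $|X^*-Y^*|\le5D$, so $X^*$ and $Y^*$ are joined by boundedly many balls of radius comparable to $m^*$, within distance $Cm^*$ of $X$. Altogether there are at most $C(l+1)\le2Cl$ balls with the required bounds; their radii are also at least $c\min(\delta(X),\delta(Y))$.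

(b) Let $F$ be $L$-bi-Lipschitz, $\Omega'=\Omega^\pm$, $\Omega=F^{-1}\Omega'$, and let $\delta'$ be the distance to $\partial\Omega'$. Then $L^{-1}\le\delta'(FX)/\delta(X)\le L$. The preimage of a corkscrew point for $B(FQ,r/L)$ lies in $B(Q,r)$ and has $\delta\ge r/ML^2$. If $|X-Y|\le\Lambda m$, then $m'=\min(\delta'(FX),\delta'(FY))\in[m/L,Lm]$ and $|FX-FY|\le L^2\Lambda m'$. With $\rho'$ given by (H) in $\Omega'$ for $L^2\Lambda$, the preimage of the path from $FX$ to $FY$ lies in $B(X,L^2m/\rho')$ and has $\delta\ge\rho'm/L^2$.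

(c) The distance from $(x,s)$ to the boundary is $\delta(x)$, so $(X,s)$ is a corkscrew point at $(Q,s)$ when $X$ is one at $Q$. To join $(x,s)$ to $(y,t)$, move along the segment to $(x,t)$, on which the distance is constant, and then use (H) in $\Omega^\pm$.
\end{proof}

By the mean value property, a nonconstant harmonic function on a connected open set takes both signs in every neighborhood of each of its zeros. We use this fact, the \emph{sign change property}, repeatedly. For harmonic polynomials, (H) follows from plain connectedness, provided it holds for all limits of rescalings.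

\begin{lemma}\label{lem:criterion}
Let $u$ be a nonconstant harmonic polynomial with $\Sigma_u\ne\emptyset$. Let $u_{Q,r}=u(Q+r\,\cdot)/\max_{\overline B_1}|u(Q+r\,\cdot)|$, and let $\mathcal K$ be the closure of $\{u_{Q,r}:Q\in\Sigma_u,\ r>0\}$ in the space of polynomials of degree at most $\deg u$. If $\{p>0\}$ and $\{p<0\}$ are connected for every $p\in\mathcal K$, then $(\{u>0\},\{u<0\})$ is an (H)-pair.
\end{lemma}

\begin{proof}
The sign change property gives $\partial\{u>0\}=\partial\{u<0\}=\Sigma_u$. The set $\mathcal K$ is compact, and each $p\in\mathcal K$ is harmonic with $p(0)=0$ and $\max_{\overline B_1}|p|=1$. Each $p$ takes both signs in $B_{1/2}$, so by compactness $\max_{\overline B_{1/2}}(\pm p)\ge c>0$ and $|\nabla p|\le C$ on $B_2$, uniformly in $\mathcal K$. A point of $\overline B_{1/2}$ where $\pm p\ge c$ has distance at least $\min(1,c/C)$ from $\Sigma_p$. Rescaling gives corkscrew points on both sides.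

For (H) consider $\{u>0\}$; the other side follows by replacing $u$ with $-u$. We claim that for each $\eta>0$ there is $\rho>0$ such that if $p\in\mathcal K$, $X,Y\in\overline B_1$ and $p>0$ on $B(X,\eta)\cup B(Y,\eta)$, then $X,Y$ are joined by a path in $B_{1/\rho}$ at distance at least $\rho$ from $\{p\le0\}$. Otherwise take counterexamples $(p_i,X_i,Y_i)\to(p,X,Y)$ for $\rho=1/i$. Then $p\ge0$ on $B(X,\eta)\cup B(Y,\eta)$, hence $p>0$ there by the sign change property. Join $X$ to $Y$ by a path in the connected open set $\{p>0\}$. For large $i$, $p_i>0$ on a fixed neighborhood of this path, and the segments $[X_i,X]$, $[Y_i,Y]$ have length below $\eta/2$, hence distance at least $\eta/2$ from $\{p_i\le0\}$. Concatenating contradicts the choice of $(p_i,X_i,Y_i)$.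

Let $|X-Y|\le\Lambda m$. If $\delta(X)\ge2|X-Y|$, the segment $[X,Y]$ has $\delta\ge\frac12\delta(X)\ge\frac12m$. Otherwise $\delta(X)<2\Lambda m$. With $Q\in\Sigma_u$ nearest to $X$ and $r=3\Lambda m$ we have $X,Y\in B(Q,r)$ and $u>0$ on $B(X,m)\cup B(Y,m)$. The claim for $p=u_{Q,r}$ and $\eta=1/(3\Lambda)$ gives a path in $B(Q,r/\rho)\subset B(X,2r/\rho)$ on which $\delta\ge\rho r$.
\end{proof}

\begin{lemma}\label{lem:good}
If $h\in\mathcal H_d$ is good, then $(\{h>0\},\{h<0\})$ is an (H)-pair.
\end{lemma}

\begin{proof}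
By homogeneity $h_{Q,r}=h_{z,1}$ with $z=Q/r\in\Sigma_h$. If $z_i\to z$, the limit of $h_{z_i,1}$ is a positive multiple of the translate $h(z+\cdot)$. If $|z_i|\to\infty$, then $h(z_i+X)=\nabla h(z_i)\cdot X+O(|z_i|^{d-2})$ on bounded sets and $|\nabla h(z_i)|\ge c|z_i|^{d-1}$, because $\nabla h\ne0$ on the compact set $\Sigma_h\cap S$; so every limit is a nonzero linear function. Lemma~\ref{lem:criterion} applies.
\end{proof}

Harmonic measure with pole at infinity is defined through the following result.

\begin{theorem}[Kenig--Toro {\cite[Section 3]{KT}}]\label{thm:KT}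
On an unbounded NTA domain $\Omega$ there is, up to positive multiples, exactly one function $u$ that is positive and harmonic in $\Omega$, continuous on $\overline\Omega$ and zero on $\partial\Omega$. The harmonic measure with pole at infinity is the measure $\omega$ on $\partial\Omega$ with $\int\varphi\,d\omega=\int_\Omega u\,\Delta\varphi$ for $\varphi\in C_c^\infty(\mathbb R^n)$; it is determined up to a positive multiple.
\end{theorem}

We call $u$ the \emph{Green function with pole at infinity}. A change of normalization adds a constant to $\log\frac{d\omega^-}{d\omega^+}$. For a finite pole $X$ the corresponding standard facts are that the Green function $G=G(X,\cdot)$ of an NTA domain is positive, vanishes continuously on $\partial\Omega$, and satisfies $\int\varphi\,d\omega^X=\int_\Omega G\,\Delta\varphi$ for $\varphi\in C_c^\infty(\mathbb R^n\setminus\{X\})$.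

\begin{example}\label{ex:polynomial}
Let $u$ satisfy the hypotheses of Lemma~\ref{lem:criterion}. Then $u$ and $-u$ are the Green functions with pole at infinity of $\{u>0\}$ and $\{u<0\}$, and $\int\varphi\,d\omega^+-\int\varphi\,d\omega^-=\int_{\mathbb R^n}u\,\Delta\varphi=0$. So $\omega^+=\omega^-$ and the standing hypotheses hold.
\end{example}

\section{Domains with a prescribed smooth density}\label{sec:construction}

Fix a good $h\in\mathcal H_d$ on $\mathbb R^n$, $n\ge3$, $d\ge2$, and $g_0\in C_c^\infty(B_2)$. Put $g=\varepsilon g_0$ with $0<\varepsilon\le1$. We solve \eqref{eq:transmission} on all of $\mathbb R^n$ with $v=h+w$. Two difficulties arise. The correction $w$ must vanish to order higher than $d$ at $0$, or the blow-up would change; we arrange this by subtracting Taylor terms from the Newtonian kernel. And the factor $\chi_{\{v>0\}}$ is not a Lipschitz function of $v$ in any sup norm, so we use a compactness fixed point theorem instead of a contraction. In this section $C$ denotes constants that depend only on $n$, $h$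 and $g_0$.

Let $\Phi(x)=-c_n|x|^{2-n}$ be the fundamental solution, $\Delta\Phi=\delta_0$, and let $\Phi_j(x,y)$ be the Taylor term of degree $j$ at $x=0$ of $x\mapsto\Phi(x-y)$. Then $\Phi_j(\cdot,y)\in\mathcal H_j$, and the bounds $|D^j\Phi(z)|\le C_j|z|^{2-n-j}$ give $|\Phi_j(x,y)|\le C_j|x|^j|y|^{2-n-j}$ and
\[
\Big|\Phi(x-y)-\sum_{j\le J}\Phi_j(x,y)\Big|\le C_J|x|^{J+1}|y|^{1-n-J}\qquad\text{for }|y|\ge2|x|.
\]
For bounded $f$ with compact support and $\int|y|^{2-n-J}|f|\,dy<\infty$ let
\[
T_Jf(x)=\int\Big[\Phi(x-y)-\sum_{j\le J}\Phi_j(x,y)\Big]f(y)\,dy .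
\]
This is $\Phi*f$ minus a harmonic polynomial of degree at most $J$. Hence $\Delta T_Jf=f$, and $T_Jf\in C^{1,\alpha}_{\mathrm{loc}}\cap W^{2,p}_{\mathrm{loc}}$ for all $\alpha<1$, $p<\infty$ by the standard estimates for the Newtonian potential. Split the integral at $|y|=|x|/2$ and $|y|=2|x|$, and use $|x-y|^{2-n}\le|y|^{2-n}$ for $|y|<|x|/2$. This gives $|T_Jf(x)|\le C_J(\mathrm I+\mathrm{II}+\mathrm{III})$, where
\begin{equation}\label{eq:split}
\begin{aligned}
\mathrm I&=\int_{|x|/2\le|y|\le2|x|}\frac{|f(y)|\,dy}{|x-y|^{n-2}},\qquad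
\mathrm{II}=\sum_{j\le J}|x|^j\int_{|y|\le2|x|}\frac{|f(y)|\,dy}{|y|^{n-2+j}},\\
\mathrm{III}&=|x|^{J+1}\int_{|y|>2|x|}\frac{|f(y)|\,dy}{|y|^{n-1+J}} .
\end{aligned}
\end{equation}

\begin{proposition}\label{prop:construction}
There are $\varepsilon_0,C_0>0$ such that for $0<\varepsilon\le\varepsilon_0$ there is $w\in C^1(\mathbb R^n)$ with the following properties, where $v=h+w$ and
\[
f=\chi_{\{v>0\}}\big(2\nabla g\cdot\nabla v+(\Delta g-|\nabla g|^2)v\big).
\]
\begin{enumerate}
\item[(1)] $w=T_df$; in particular $\Delta w=f$.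
\item[(2)] $|w|\le C_0\varepsilon|x|^d$ and $|\nabla w|\le C_0\varepsilon|x|^{d-1}$ on $\mathbb R^n$; $|w|\le C_0\varepsilon|x|^{d+1}L(|x|)$ and $|\nabla w|\le C_0\varepsilon|x|^dL(|x|)$ for $|x|\le\frac12$.
\item[(3)] For every $k\ge0$ the sets $\Omega^\pm=\{\pm v>0\}\times\mathbb R^k$ form an (H)-pair with boundary $\Sigma_v\times\mathbb R^k$, whose only blow-up at $0$ is $\Sigma_h\times\mathbb R^k$. For poles at infinity, suitably normalized, $\omega^\pm$ are mutually absolutely continuous and $\log\frac{d\omega^-}{d\omega^+}(x,s)=g(x)$. So the standing hypotheses hold and $0\in\Gamma_d$.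
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Step 1: linear estimates.} Let $|f(y)|\le A|y|^{d-1}\chi_{B_2}(y)$. In polar coordinates $\int|y|^{2-n-j}|f|\,dy\le CA\int_0^2\rho^{d-j}d\rho<\infty$ for $j\le d$, so $T_df$ is defined. For $|x|\le1$, \eqref{eq:split} gives $\mathrm I\le CA|x|^{d-1}\int_{B_{3|x|}}|z|^{2-n}dz\le CA|x|^{d+1}$, $\mathrm{II}\le CA\sum_j|x|^j|x|^{d-j+1}$, and $\mathrm{III}\le CA|x|^{d+1}\int_{2|x|}^2\rho^{-1}d\rho\le CA|x|^{d+1}L(|x|)$. For $|x|\ge1$ we have $\mathrm I\le CA$, $\mathrm{II}\le CA|x|^d$ and $\mathrm{III}=0$. Since $\rho L(\rho)\le1$ on $(0,1]$,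
\[
|T_df|\le CA|x|^d\ \text{ on }\mathbb R^n,\qquad|T_df|\le CA|x|^{d+1}L(|x|)\ \text{ for }|x|\le1 .
\]
The interior estimate $|\nabla w(x)|\le C\big(R^{-1}\sup_{B(x,R)}|w|+R\sup_{B(x,R)}|\Delta w|\big)$ with $R=|x|/2$ turns these into gradient bounds. The second term is at most $CA|x|^d$ and vanishes for $|x|\ge4$, and $L(|x|/2)\le2L(|x|)$ for $|x|\le1$. So $|\nabla T_df|\le CA|x|^{d-1}$ on $\mathbb R^n$, and $|\nabla T_df|\le CA|x|^dL(|x|)$ for $|x|\le\frac12$.

\emph{Step 2: the fixed point.} Since $h$ is good, $\kappa=\min_S(|h|+|\nabla h|)>0$. Let $0<\tau<\min(1,\kappa/4)$, to be decreased in Step~3, and let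
\[
\mathcal B=\{w\in C^1(\mathbb R^n):\ |w|\le\tau|x|^d,\ |\nabla w|\le\tau|x|^{d-1}\},
\]
a closed convex subset of the Fr\'echet space $C^1(\mathbb R^n)$ with $C^1$ convergence on compact sets. For $w\in\mathcal B$ and $v=h+w$ we have $|v|+|x||\nabla v|\ge(\kappa-2\tau)|x|^d\ge\frac\kappa2|x|^d$. Hence $\nabla v\ne0$ on $\Sigma_v\setminus\{0\}$, which is therefore a $C^1$ hypersurface, and $\Sigma_v$ is Lebesgue null. The function $f=f[w]$ satisfies $|f|\le C\varepsilon|y|^{d-1}\chi_{B_2}$. By Step~1, $\Theta(w)=T_df[w]$ maps $\mathcal B$ into itself once $C\varepsilon\le\tau$, and $\Theta(\mathcal B)$ is bounded in $C^{1,1/2}(B_R)$ for every $R$, hence relatively compact. If $w_i\to w$ in $\mathcal B$, then $f[w_i]\to f[w]$ pointwise off the null set $\Sigma_v$, dominated by $C\varepsilon|y|^{d-1}\chi_{B_2}$; so $\Theta(w_i)\to\Theta(w)$ pointwise and, by compactness, in $C^1(\mathbb R^n)$. The Schauder--Tychonoff theorem states that a continuous self-map of a closed convex subset of a Fr\'echet space with relatively compact image has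 a fixed point. The fixed point satisfies (1), and (2) by Step~1 with $A=C\varepsilon$.

\emph{Step 3: straightening $\Sigma_v$.} We build a bi-Lipschitz map $F$ with $h\circ F=v$ near $\Sigma_h$, by flowing across the level sets of $h$ for time $w(x)$. Let $c_1=\kappa/6$. On the cone $\{x\ne0:|h|<3c_1|x|^d\}$ we have $|\nabla h|\ge\frac\kappa2|x|^{d-1}$, so $Z=\nabla h/|\nabla h|^2$ is smooth, homogeneous of degree $1-d$, and $Z\cdot\nabla h=1$. Let $x+G(x,t)$ be its flow; then $h(x+G(x,t))=h(x)+t$. By compactness there is $t_0>0$ such that $G$ is defined and smooth near $\{|x|=1,\ |h|\le\frac52c_1,\ |t|\le t_0\}$. There $|\partial_tG|\le C$, and $|G|+|\partial_xG|\le C|t|$ because $G(x,0)=0$. Homogeneity of $Z$ gives $G(sx,s^dt)=sG(x,t)$, so for $|h|\le\frac52c_1|x|^d$ and $|t|\le t_0|x|^d$,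
\begin{equation}\label{eq:G}
|G|\le C|t||x|^{1-d},\qquad|\partial_tG|\le C|x|^{1-d},\qquad|\partial_xG|\le C|t||x|^{-d}.
\end{equation}
Let $\chi$ be smooth and homogeneous of degree $0$ on $\mathbb R^n\setminus\{0\}$, $0\le\chi\le1$, with $\chi=1$ where $|h|\le c_1|x|^d$ and $\chi=0$ where $|h|\ge2c_1|x|^d$. Let $\tau<\min(t_0,c_1)$ and define $F(x)=x+G(x,\chi(x)w(x))$, with $F(x)=x$ where $\chi=0$ and $F(0)=0$. Off $0$ the map $F-\mathrm{id}$ is $C^1$, and by \eqref{eq:G} its derivative $\partial_xG+\partial_tG\otimes\nabla(\chi w)$ is bounded by $C\tau$; it is continuous at $0$. For small $\tau$ it is therefore $\frac12$-Lipschitz on $\mathbb R^n$, and $F$ is a bi-Lipschitz homeomorphism: $\frac12|x-y|\le|F(x)-F(y)|\le\frac32|x-y|$, and $F(x)=z$ is solved by the contraction $x\mapsto z-(F(x)-x)$.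

Everywhere $h\circ F=h+\chi w$. Where $|h|\le c_1|x|^d$ this equals $v$. Elsewhere $|w|\le\tau|x|^d<|h|$, so $v$, $h$ and $h+\chi w$ have the same sign. Hence $\{\pm v>0\}=F^{-1}\{\pm h>0\}$ and $\Sigma_v=F^{-1}\Sigma_h$, and Lemmas~\ref{lem:good} and \ref{lem:H} show that $\Omega^\pm$ is an (H)-pair for every $k$. By \eqref{eq:G} and (2), $|F(x)-x|=O(|x|^2L(|x|))$, so $F_r=r^{-1}F(r\,\cdot)\to\mathrm{id}$ locally uniformly as $r\downarrow0$. Since $F_r$ maps $r^{-1}\Sigma_v$ onto $\Sigma_h$ and $|F_r^{-1}(y)|\le2|y|$, we get $r^{-1}\Sigma_v\to\Sigma_h$, and hence $r^{-1}(\Sigma_v\times\mathbb R^k)\to\Sigma_h\times\mathbb R^k$.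

\emph{Step 4: harmonic measures.} Let $k=0$ first. By \eqref{eq:product} and $\Delta v=f$, the $W^{2,p}_{\mathrm{loc}}$ functions $e^{-g}v$ and $-v$ have zero Laplacian a.e.\ in $\Omega^+$ and $\Omega^-$ respectively, so they are harmonic there and are the Green functions with pole at infinity. Let $U$ be either of them, as a function on $\mathbb R^n$. Then $U\in C^1\cap W^{2,p}_{\mathrm{loc}}$, $\Delta U=0$ in $\{U>0\}$, and off $0$ the set $\{U>0\}$ has $C^1$ boundary $\Sigma_v$ with outer normal $-\nabla U/|\nabla U|$. Let $0\le\varphi\in C_c^\infty(\mathbb R^n)$ and $\psi_\rho(x)=\psi(|x|/\rho)$ with $\psi$ smooth, nondecreasing, $0$ on $[0,1]$ and $1$ on $[2,\infty)$. The field $\varphi\psi_\rho\nabla U$ is continuous, in $W^{1,p}$, and supported away from $0$. Its mollifications converge uniformly and their divergences converge in $L^p$, so the divergence theorem applies and gives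
\[
-\int_{\{U>0\}}\nabla U\cdot\nabla(\varphi\psi_\rho)\,dx=\int_{\Sigma_v}\varphi\psi_\rho|\nabla U|\,d\sigma .
\]
As $\rho\downarrow0$, $\int|\nabla U|\,\varphi\,|\nabla\psi_\rho|=O(\rho^{d-1}\rho^{-1}\rho^n)\to0$, and the right side converges monotonically. Since $U^+=\max(U,0)$ is locally Lipschitz with $\nabla U^+=\chi_{\{U>0\}}\nabla U$, we obtain $\int U^+\Delta\varphi=\int_{\Sigma_v}\varphi|\nabla U|\,d\sigma$, and then the same for all test functions by taking differences. Thus
\[
d\omega^+=e^{-g}|\nabla v|\,d\sigma,\qquad d\omega^-=|\nabla v|\,d\sigma\qquad\text{on }\Sigma_v,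
\]
and $d\omega^-=e^gd\omega^+$. For $k\ge1$ the Green functions are $(x,s)\mapsto U(x)$, and since $\int\Delta_s\varphi\,ds=0$, Fubini's theorem shows that the harmonic measures are $\omega^\pm\times ds$. A Lipschitz function has mean oscillation $O(r)$ on balls of radius $r$, so $g(x)$ is in $\mathrm{VMO}(d\omega^+)$. Finally $h$, viewed on $\mathbb R^{n+k}$, is homogeneous harmonic of degree $d$, so $0\in\Gamma_d$.
\end{proof}

The condition $\nabla h\ne0$ on $\Sigma_h\setminus\{0\}$ entered through $\kappa>0$, in the continuity of $\Theta$ and in the field $Z$; connectedness of $\{\pm h>0\}$ entered only through Lemma~\ref{lem:good}.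

\begin{remark}\label{rem:C1}
The map $F$ is a $C^1$ diffeomorphism of $\mathbb R^n$. Indeed \eqref{eq:G} and (2) give $|DF-\mathrm{Id}|=O(|x|L(|x|))$ near $0$, so $F$ is $C^1$ at $0$ too, and $|DF-\mathrm{Id}|\le\frac12$. So the boundaries in Proposition~\ref{prop:construction} are $C^1$ images of $\Sigma_h\times\mathbb R^k$, and for them the obstruction can only appear at second order.
\end{remark}

\section{Blow-ups and changes of coordinates}\label{sec:test}

A \emph{cone} is a set invariant under $y\mapsto ty$ for all $t>0$. If $E$ has only one blow-up $T$ at $x$, then $r^{-1}(E-x)\to T$ as $r\downarrow0$, since every sequence has a subsequence converging to $T$.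

\begin{lemma}\label{lem:leading}
Let $v$ be harmonic and nonconstant in a ball centered at $x$, $v(x)=0$, and let $h_m\in\mathcal H_m$ be the lowest nonzero Taylor term of $v$ at $x$. Then $\Sigma_{h_m}$ is the only blow-up of $\Sigma_v$ at $x$.
\end{lemma}

\begin{proof}
We have $v_r:=r^{-m}v(x+r\,\cdot)\to h_m$ locally uniformly. So limits of zeros of $v_r$ are zeros of $h_m$. If $h_m(y)=0$ and $\eta>0$, there are $y^\pm\in B(y,\eta)$ with $\pm h_m(y^\pm)>0$ by the sign change property, and for small $r$ the segment $[y^-,y^+]$ contains a zero of $v_r$.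
\end{proof}

\begin{lemma}[First order]\label{lem:first}
Let $E,E'\subset\mathbb R^N$ be closed, $\phi:U\to V$ a $C^1$ diffeomorphism with $\phi(E'\cap U)=E\cap V$, and $y_0\in E'\cap U$. If $E'-y_0$ is a cone and $T$ is the only blow-up of $E$ at $\phi(y_0)$, then $T=D\phi(y_0)(E'-y_0)$.
\end{lemma}

\begin{proof}
Translate so that $y_0=\phi(y_0)=0$, and let $A=D\phi(0)$. If $y\in E'$, then $\phi(ty)\in E$ for small $t$ and $\phi(ty)/t\to Ay$, so $Ay\in T$. If $x\in T$, choose $x_t\in E$ with $x_t/t\to x$. Then $\phi^{-1}(x_t)/t$ lies in the closed cone $E'$ and tends to $A^{-1}x$.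
\end{proof}

\begin{lemma}[Second order]\label{lem:second}
In the situation of Proposition~\ref{prop:construction}, let $\phi:U\to V$ be a $C^2$ diffeomorphism between neighborhoods of $0$ in $\mathbb R^{n+k}$ with $\phi(0)=0$ and $\phi(\Sigma_{h'}\cap U)=(\Sigma_v\times\mathbb R^k)\cap V$, where $h'$ is a homogeneous polynomial. Then there is $R\in J_{d+1}(h)$ such that for every $\theta\in\Sigma_h\cap S$,
\[
w(t\theta)=-t^{d+1}R(\theta)+o(t^{d+1})\qquad(t\downarrow0).
\]
\end{lemma}

\begin{proof}
Let $A=D\phi(0)$. By Lemma~\ref{lem:first}, $A\Sigma_{h'}=\Sigma_h\times\mathbb R^k$. Let $Q(x)\in\mathbb R^n$ consist of the first $n$ components of $\frac12D^2\phi(0)[A^{-1}(x,0),A^{-1}(x,0)]$. These are quadratic forms in $x$, so $R=\nabla h\cdot Q\in J_{d+1}(h)$. For $\theta\in\Sigma_h\cap S$ the point $tA^{-1}(\theta,0)$ lies in $\Sigma_{h'}$, so the projection of its image to $\mathbb R^n$, which is $x_t=t\theta+t^2Q(\theta)+o(t^2)$, lies in $\Sigma_v$. Now $h(x_t)=t^dh(\theta+tQ(\theta)+o(t))=t^{d+1}R(\theta)+o(t^{d+1})$, and $w(x_t)=w(t\theta)+O(t^2\cdot t^dL(t))$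 by the gradient bound in Proposition~\ref{prop:construction}(2). Adding, $0=v(x_t)=t^{d+1}R(\theta)+w(t\theta)+o(t^{d+1})$.
\end{proof}

Of $h'$ the proof uses only that $\Sigma_{h'}$ is a closed cone, which is why neither the degree of $h'$ nor the number of components of its complement plays a role in Theorem~\ref{thm:main}(ii).

\section{The expansion at the singular point when $\nabla g(0)\ne0$}\label{sec:expansion}

Let $h\in\mathcal H_d$ be good, $c\in\mathbb R^n$, and $g_0(x)=\eta(x)\,c\cdot x$ with $\eta\in C_c^\infty(B_2)$, $\eta=1$ on $B_1$. We first solve $\Delta\widetilde N=|h|$. Let $Y_h\in\mathcal H_{d+2}$ be the $L^2(S)$-projection of $|h|$ onto $\mathcal H_{d+2}$, the kernel of $\Delta_S+\lambda_{d+2}$. Expanding in spherical harmonics, there is a unique $N_h$ orthogonal to $\mathcal H_{d+2}$ with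
\[
(\Delta_S+\lambda_{d+2})N_h=|h|-Y_h\quad\text{on }S,
\]
and $N_h\in C^{2,\alpha}(S)$ by elliptic regularity, as $|h|$ is Lipschitz. Extend $N_h$ homogeneously of degree $d+2$; then $\Delta N_h=|h|-|x|^{-2}Y_h$. The resonant part is produced by a logarithm: $\Delta(Y_h\log|x|)=2\nabla Y_h\cdot x|x|^{-2}+(n-2)|x|^{-2}Y_h=(2d+n+2)|x|^{-2}Y_h$. So
\[
\widetilde N_h=N_h+b\,Y_h\log|x|,\qquad b=\frac1{2d+n+2},
\]
satisfies $\Delta\widetilde N_h=|h|$ off $0$, and $|\nabla\widetilde N_h|\le C|x|^{d+1}L(|x|)$ for $|x|\le1$. If $d$ is odd, then $|h|$ is even while $\mathcal H_{d+2}$ consists of odd functions, so $Y_h=0$; and $\widetilde N_h=N_h$ is even, because its odd part lies in the kernel $\mathcal H_{d+2}$ and is orthogonal to it.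

\begin{proposition}\label{prop:expansion}
For the function $w$ of Proposition~\ref{prop:construction} there is $q\in\mathcal H_{d+1}$ with
\[
w=\tfrac12\varepsilon(c\cdot x)h+\varepsilon\,\partial_c\widetilde N_h+q+O(|x|^{d+1+1/n})\qquad(x\to0).
\]
\end{proposition}

The point to control is the replacement of $\chi_{\{v>0\}}$ by $\chi_{\{h>0\}}$. The error it causes in $\Delta w$ is as large as the main term, $|x|^{d-1}$, but it lives in a thin neighborhood of $\Sigma_h$, and the gain comes from the measure of that neighborhood.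

\begin{proof}
Constants may depend on $\varepsilon$. Let $W=\frac12\varepsilon(c\cdot x)h+\varepsilon\,\partial_c\widetilde N_h$. Since $\Delta((c\cdot x)h)=2\partial_ch$, and $\partial_c|h|=\operatorname{sgn}(h)\,\partial_ch$ in the sense of distributions for the locally Lipschitz function $|h|$, we have $\Delta W=2\varepsilon\chi_{\{h>0\}}\partial_ch$ off $0$. In $B_1$, $g=\varepsilon\,c\cdot x$ and $f=\chi_{\{v>0\}}(2\varepsilon\,\partial_cv-\varepsilon^2|c|^2v)$. So $\Delta(w-W)=E_1+E_2=:E$ in $B_1\setminus\{0\}$, where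
\[
E_1=\chi_{\{v>0\}}(2\varepsilon\,\partial_cw-\varepsilon^2|c|^2v),\qquad E_2=2\varepsilon(\chi_{\{v>0\}}-\chi_{\{h>0\}})\,\partial_ch .
\]
By Proposition~\ref{prop:construction}(2), $E_1=O(|y|^dL(|y|))$, and $E_2=O(|y|^{d-1})$. Where $E_2\ne0$ exactly one of $h+w$ and $h$ is positive, so $|h|\le|w|\le C|y|^{d+1}L(|y|)$. On $\Sigma_h\cap S$ the radial derivative of $h$ is $dh=0$, so $\nabla_Sh=\nabla h\ne0$; thus $h$ is a coordinate near $\Sigma_h\cap S$ and $\{\theta\in S:|h(\theta)|\le s\}$ has measure at most $Cs$. Hence $\{E_2\ne0\}$ has measure at most $C\rho^{n+1}L(\rho)$ in the shell $\{\rho\le|y|\le2\rho\}\cap B_1$, and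
\begin{equation}\label{eq:shell}
\int_{\{\rho\le|y|\le2\rho\}\cap B_1}|E|\,dy\le C\rho^{n+d}L(\rho).
\end{equation}
Extend $E$ by zero outside $B_1$. By \eqref{eq:shell} a dyadic shell of size $\rho$ contributes at most $C\rho^{d+2-j}L(\rho)$ to $\int|y|^{2-n-j}|E|$, which is summable for $j\le d+1$. So $e_1=T_{d+1}E$ is defined, and we estimate it by \eqref{eq:split} with $J=d+1$, for small $|x|$. Summing over shells with $\rho\le2|x|$ gives $\mathrm{II}\le C|x|^{d+2}L(|x|)$. In $\mathrm{III}$ the weight is $|y|^{-n-d}$, each shell contributes at most $CL(|x|)$, and there are at most $CL(|x|)$ shells, so $\mathrm{III}\le C|x|^{d+2}L(|x|)^2$. In $\mathrm I$, the part from $E_1$ is at most $C|x|^{d+2}L(|x|)$. For $E_2$ use $\int_G|x-y|^{2-n}dy\le C|G|^{2/n}$, which holds because the integral only grows when $G$ is replaced by the ball of the same volume centered at $x$. This part is at most $C|x|^{d-1}(|x|^{n+1}L(|x|))^{2/n}=C|x|^{d+1+2/n}L(|x|)^{2/n}$. Altogether $e_1=O(|x|^{d+1+1/n})$.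

The function $w-W-e_1$ is harmonic in $B_1\setminus\{0\}$ and $O(|x|^{d+1}L(|x|))$. The singularity is removable and the Taylor terms of degree at most $d$ vanish, so it equals $q+O(|x|^{d+2})$ with $q\in\mathcal H_{d+1}$.
\end{proof}

We do not know $q$: it depends on the whole nonlinear solution. Both obstructions below are insensitive to it.

\begin{proposition}\label{prop:obstruction}
Let $h\in\mathcal H_d$ be good and assume one of the following:
\begin{itemize}
\item[(E)] $d$ is even and $Y_h\ne0$;
\item[(O)] $d$ is odd and $N_h(\theta_0)\ne0$ for some $\theta_0\in\Sigma_h\cap S$.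
\end{itemize}
Then for a suitable $c$, all small $\varepsilon$ and all $k\ge0$, the set $\Sigma_v\times\mathbb R^k$ is not, near $0$, the image of $\Sigma_{h'}$ with $h'$ homogeneous under a $C^2$ diffeomorphism fixing $0$.
\end{proposition}

\begin{proof}
(E) The logarithm must be seen on $\Sigma_h$, so we first show that $Y=Y_h$ does not vanish identically there. Green's formula on the smooth domain $D^+=\{h>0\}\cap S$, on whose boundary $h=0$ and the outer normal derivative of $h$ is $-|\nabla_Sh|$, gives
\[
(\lambda_d-\lambda_{d+2})\int_{D^+}hY=\int_{D^+}(h\,\Delta_SY-Y\Delta_Sh)=\int_{\Sigma_h\cap S}|\nabla_Sh|\,Y .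
\]
The same identity holds for $-h$ on $D^-=\{h<0\}\cap S$. Adding the two,
\[
2\int_{\Sigma_h\cap S}|\nabla_Sh|\,Y=(\lambda_d-\lambda_{d+2})\int_S|h|\,Y=(\lambda_d-\lambda_{d+2})\|Y\|^2_{L^2(S)}\ne0 .
\]
So $Y(\theta_0)\ne0$ for some $\theta_0\in\Sigma_h\cap S$. Take $c=\theta_0$. Then
\[
\partial_c\widetilde N_h(t\theta_0)=\frac d{dt}\Big[t^{d+2}\big(N_h(\theta_0)+bY(\theta_0)\log t\big)\Big]=(d+2)\,b\,Y(\theta_0)\,t^{d+1}\log t+O(t^{d+1}),
\]
so $t^{-d-1}w(t\theta_0)$ is unbounded as $t\downarrow0$ by Proposition~\ref{prop:expansion}. This contradicts Lemma~\ref{lem:second} if a diffeomorphism exists.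

(O) Take $c=\theta_0$. If a diffeomorphism exists, Lemma~\ref{lem:second} and Proposition~\ref{prop:expansion} give $\varepsilon\,\partial_cN_h+q+R=0$ on $\Sigma_h\cap S$, a set that contains $\pm\theta_0$. Since $N_h$ is even, $\partial_cN_h$ is odd, while $q+R$ is homogeneous of even degree $d+1$. Subtracting the equations at $\theta_0$ and $-\theta_0$ gives $\partial_cN_h(\theta_0)=0$. But $\partial_cN_h(\theta_0)=(d+2)N_h(\theta_0)\ne0$ by Euler's identity.
\end{proof}

\section{Two families of good polynomials; proof of Theorem~\ref{thm:main}}\label{sec:families}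

\subsection{Even degree does not occur in $\mathbb R^3$}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
Suppose $x\in\Gamma_d$ with $n=3$ and $d$ even. By Theorem~\ref{thm:structure} there is $h\in\mathcal H_d$ such that $\mathbb R^3\setminus\Sigma_h$ has two components. As $h$ takes both signs, these are $\{h>0\}$ and $\{h<0\}$. Their radial projections $D^\pm=\{\pm h>0\}\cap S^2$ are open, connected, disjoint and, since $h$ is even, invariant under the antipodal map; so their images in $\mathbb{RP}^2$ are disjoint. A path in $D^\pm$ from a point to its antipode projects to a loop in $\mathbb{RP}^2$ whose lift is not closed, that is, a loop in the nonzero class of $H_1(\mathbb{RP}^2;\mathbb Z/2)$. Two loops in this class have mod $2$ intersection number $1$, like two projective lines, so they meet. This is a contradiction.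
\end{proof}

\subsection{Odd degree in $\mathbb R^3$}\label{sub:odd}

Let $d\ge3$ be odd. Use coordinates $X=(\zeta,z)\in\mathbb C\times\mathbb R$, $\zeta=re^{i\varphi}$. Let $P_j$ be the Legendre polynomials, so that $|P_j|\le1$ on $[-1,1]$, $P_j(\pm1)=(\pm1)^j$ and $P_j$ has the parity of $j$, and let $Z_j(X)=|X|^jP_j(z/|X|)\in\mathcal H_j$ be the zonal harmonic. On $S^2$ the function $\operatorname{Re}\zeta^d$ is positive on $d$ lunes and negative on $d$ lunes, all meeting at the poles. Adding a small multiple of $Z_d$, which is $1$ at the north pole and $-1$ at the south pole, merges the positive lunes in the north and the negative ones in the south. Let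
\[
h_\mu=\operatorname{Re}\zeta^d+\mu Z_d,\qquad h_\mu|_{S^2}=\sin^d\vartheta\cos d\varphi+\mu P_d(\cos\vartheta).
\]

\begin{lemma}\label{lem:odd}
For all small $\mu>0$, $h_\mu$ is good and satisfies \textup{(O)}.
\end{lemma}

\begin{proof}
Write $P_d,P_d'$ for their values at $\cos\vartheta$. Choose $\sigma\in(0,1)$ such that in the two caps $\{\sin\vartheta\le\sigma\}$,
\begin{equation}\label{eq:caps}
d\cos\vartheta\,P_d>\sin^2\vartheta\,|P_d'| ;
\end{equation}
this is possible since at the poles the left side is $d$ and the right side is $0$. In particular $P_d$ has the sign of $\cos\vartheta$ in the caps. Let $0<\mu<\frac12\sigma^d$.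

\emph{The gradient.} The poles are not zeros of $h_\mu$. At other points $\partial_\varphi h_\mu=-d\sin^d\vartheta\sin d\varphi$ vanishes only if $\cos d\varphi=\pm1$. At a zero with $\sin\vartheta\ge\sigma$ we have $|\cos d\varphi|\le\mu/\sigma^d<\frac12$, so $\partial_\varphi h_\mu\ne0$. At a zero in a cap, $\sin^d\vartheta\cos d\varphi=-\mu P_d$ gives
\[
\partial_\vartheta h_\mu=d\sin^{d-1}\vartheta\cos\vartheta\cos d\varphi-\mu\sin\vartheta\,P_d'=-\frac{\mu}{\sin\vartheta}\big(d\cos\vartheta\,P_d+\sin^2\vartheta\,P_d'\big)\ne0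
\]
by \eqref{eq:caps}.

\emph{Connectedness.} Let $D^+=\{h_\mu>0\}\cap S^2$; it contains the north pole and not the south pole. From another point of $D^+$, move $\varphi$ at fixed $\vartheta$ to a nearest value with $\cos d\varphi=1$; along the way $h_\mu$ does not decrease. On such a meridian $h_\mu=\sin^d\vartheta\,(1+\mu p(\vartheta))$ with $p=P_d/\sin^d\vartheta$. This is positive in the northern cap, where $p>0$, and where $\sin\vartheta\ge\sigma$, since there $\mu|p|<\frac12$. In the southern cap $p'=-(\sin^2\vartheta\,P_d'+d\cos\vartheta\,P_d)/\sin^{d+1}\vartheta<0$ by \eqref{eq:caps}. So $h_\mu>0$ on the meridian exactly for $\vartheta$ in an interval $[0,\vartheta^*)$, and we can move north to the pole inside $D^+$. Thus $D^+$ is connected, and so are $\{h_\mu>0\}$, the cone over $D^+$, and $\{h_\mu<0\}=-\{h_\mu>0\}$.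

\emph{Condition \textup{(O)}.} We compare with the cylinder $\mu=0$. Let $\nu$ be as in Lemma~\ref{lem:planar} and $N^0(\zeta,z)=r^{d+2}\nu(\varphi)$. This function is $C^2$ on $\mathbb R^3$, since its second derivatives are $O(r^d)$; it is homogeneous of degree $d+2$, even because $\nu$ has period $\pi$, and $\Delta N^0=|\operatorname{Re}\zeta^d|$. So $N_{h_\mu}-N^0$ is even and
\[
(\Delta_S+\lambda_{d+2})(N_{h_\mu}-N^0)=|h_\mu|-|\operatorname{Re}\zeta^d|,
\]
where the right side is bounded by $\mu$. On even functions the eigenvalues of $-\Delta_S$ are the $\lambda_j$ with $j$ even, and $d+2$ is odd; so $\Delta_S+\lambda_{d+2}$ has a bounded inverse $L^2\to H^2$ on even functions, and $H^2(S^2)\subset C^0(S^2)$. Hence $N_{h_\mu}\to N^0$ uniformly on $S^2$. The point $\theta_0=(e^{i\pi/2d},0)$ lies in $\Sigma_{h_\mu}$ for all $\mu$, since $\cos\frac\pi2=0=P_d(0)$, and $N^0(\theta_0)=\nu(\frac\pi{2d})>0$.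
\end{proof}

\subsection{Fermat-type polynomials in $\mathbb R^4$}\label{sub:even}

On $\mathbb R^4=\mathbb C^2$ let $h_\mu=\operatorname{Re}(\zeta_1^d+\mu\zeta_2^d)$, $\mu>0$. It is harmonic as the real part of a holomorphic function.

\begin{lemma}\label{lem:fermat}
For all $d\ge2$ and $\mu>0$, $h_\mu$ is good.
\end{lemma}

\begin{proof}
We have $|\nabla h_\mu|^2=d^2(|\zeta_1|^{2d-2}+\mu^2|\zeta_2|^{2d-2})$, which vanishes only at $0$. The set $\Pi$ of points with both coordinates real and positive is a connected subset of $\{h_\mu>0\}$. Let $h_\mu(\zeta)>0$; then $\operatorname{Re}\zeta_1^d>0$ or $\operatorname{Re}\zeta_2^d>0$. In the first case, $h_\mu(\zeta_1,s\zeta_2)$ is an affine function of $s^d$, positive at $s=0$ and $s=1$, so we can shrink $\zeta_2$ to $0$. Then move $\zeta_2$ along the positive reals to a $T$ with $\mu T^d>\max(1,|\zeta_1|^d)$, and move $\zeta_1$ along a segment to $1$, reaching $(1,T)\in\Pi$ inside $\{h_\mu>0\}$. The second case is the same with the roles exchanged and $T^d>\mu\max(1,|\zeta_2|^d)$. Finally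 $\{h_\mu<0\}=e^{i\pi/d}\{h_\mu>0\}$.
\end{proof}

Condition (E) cannot be obtained by continuity from $\mu=0$ when $d\ge4$: the function $r^{d+2}\nu(\varphi)$ of Lemma~\ref{lem:planar} solves $\Delta N=|\operatorname{Re}\zeta_1^d|$ without a logarithm, so $|h_0|$ is orthogonal to $\mathcal H_{d+2}$. We therefore compute the effect of the perturbation on one pairing. Formally it is of order $\mu^2$, with a coefficient that diverges near the circle $\{\zeta_1=0\}$ where $\Sigma_{h_0}\cap S^3$ is singular; the divergent part has a sign.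

\begin{lemma}\label{lem:even}
If $d\ge2$ is even, $h_\mu$ satisfies \textup{(E)} for all small $\mu>0$.
\end{lemma}

\begin{proof}
\emph{A test harmonic.} On $S^3$ write $\zeta_1=\cos\gamma\,e^{i\alpha}$, $\zeta_2=\sin\gamma\,e^{i\beta}$. The metric is $d\gamma^2+\cos^2\gamma\,d\alpha^2+\sin^2\gamma\,d\beta^2$. With $s=\cos^2\gamma$ the normalized volume is $ds\,d\alpha\,d\beta/4\pi^2$, and on functions of $t=\cos2\gamma=2s-1$,
\[
\Delta_S=\frac1{\sin2\gamma}\,\partial_\gamma\big(\sin2\gamma\,\partial_\gamma\big)=4\,\partial_t(1-t^2)\partial_t .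
\]
Let $m=\frac d2+1$. Legendre's equation gives $\Delta_SP_m(t)=-4m(m+1)P_m(t)=-\lambda_{2m}P_m(t)$, so the polynomial $|x|^{2m}P_m\big((|\zeta_1|^2-|\zeta_2|^2)/|x|^2\big)$ belongs to $\mathcal H_{2m}=\mathcal H_{d+2}$. It suffices to show that its pairing with $|h_\mu|$,
\[
I(\mu)=\int_0^1A\,P_m(2s-1)\,ds,\qquad A=\frac1{4\pi^2}\iint|a\cos\alpha+b\cos\beta|\,d\alpha\,d\beta,
\]
is nonzero. Here $a=s^{d/2}$ and $b=\mu(1-s)^{d/2}$, and averaging over full periods has removed the factor $d$ from the angles. Since $d$ is even, $s^{d/2}$ is a polynomial of degree $m-1$, orthogonal to $P_m(2s-1)$ on $[0,1]$. So $I(\mu)=\int_0^1\mathcal D\,P_m(2s-1)\,ds$ with $\mathcal D=A-\frac2\pi a$.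

\emph{Bounds for $\mathcal D$.} Let $M(y)=\frac1{2\pi}\int_0^{2\pi}|a\cos\alpha+y|\,d\alpha$, an even function with $M(0)=\frac2\pi a$. For $0\le y\le a$ the integrand is positive on an arc of length $\pi+2\arcsin\frac ya$, so $M'(y)=\frac2\pi\arcsin\frac ya$; for $y\ge a$, $M'(y)=1$. From $x\le\arcsin x\le\frac\pi2x$ on $[0,1]$ we get $0\le M'(y)\le y/a$ for $y\ge0$ and $M'(y)\ge\frac{2y}{\pi a}$ for $0\le y\le a$. Integrating, $0\le M(y)-\frac2\pi a\le\frac{y^2}{2a}$ for all $y$, and $M(y)-\frac2\pi a\ge\frac{y^2}{\pi a}$ for $|y|\le a$. Put $y=b\cos\beta$ and average in $\beta$: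
\[
0\le\mathcal D\le\frac{b^2}{4a},\qquad\mathcal D\ge\frac{b^2}{2\pi a}\ \text{ if }b\le a .
\]

\emph{Conclusion.} Since $(-1)^mP_m(-1)=1$, there is $\eta\in(0,\frac12)$ with $(-1)^mP_m(2s-1)\ge\frac12$ on $[0,\eta]$. On $[0,\mu^{2/d}]$ the integrand of $(-1)^mI(\mu)$ is nonnegative; on $[\mu^{2/d},\eta]$ we have $b\le\mu\le a$; on $[\eta,1]$ we use $|P_m|\le1$ and the upper bound. Thus
\[
\mu^{-2}(-1)^mI(\mu)\ge\frac{(1-\eta)^d}{4\pi}\int_{\mu^{2/d}}^\eta s^{-d/2}\,ds-\tfrac14\eta^{-d/2},
\]
and the right side tends to $+\infty$ as $\mu\downarrow0$ because $d/2\ge1$.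
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
If $d$ is odd, apply Propositions~\ref{prop:construction} and \ref{prop:obstruction} in $\mathbb R^3$ to the polynomial of Lemma~\ref{lem:odd}, with $k=n-3$. If $d$ is even, then $n\ge4$; apply them in $\mathbb R^4$ to the polynomial of Lemmas~\ref{lem:fermat} and \ref{lem:even}, with $k=n-4$. The logarithmic density is $(x,s)\mapsto g(x)$ with $g\in C_c^\infty$, which is smooth, bounded and Lipschitz on $\mathbb R^n$, and both $\Omega^\pm$ are unbounded by Lemma~\ref{lem:H}(a).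
\end{proof}

\section{Constant density: the pairs $(4,2)$ and $(3,3)$}\label{sec:positive}

\begin{lemma}\label{lem:reduction}
Let $\Omega$ satisfy the standing hypotheses, $x\in\Gamma_d$, and let $\log\frac{d\omega^-}{d\omega^+}=c$ a.e.\ on $\partial\Omega\cap B(x,r_0)$. Then there are a ball $B$ centered at $x$, a harmonic function $v$ on $B$ with $\Sigma_v=\partial\Omega\cap B$, and $h\in\mathcal H_d$ with $\{h>0\}$ and $\{h<0\}$ connected, such that $v(x+y)=h(y)+O(|y|^{d+1})$.
\end{lemma}

\begin{proof}
Let $G^\pm$ be the Green functions, with finite or infinite poles, extended by $0$ outside $\Omega^\pm$. Let $B\subset B(x,r_0)$ be centered at $x$ and avoid the poles, and let $v=e^cG^+-G^-$. For $\varphi\in C_c^\infty(B)$, $\int v\,\Delta\varphi=\int\varphi\,(e^cd\omega^+-d\omega^-)=0$. So the continuous function $v$ is harmonic in $B$ by Weyl's lemma, $\pm v>0$ in $\Omega^\pm\cap B$, and $v=0$ on $\partial\Omega\cap B$. Let $h\in\mathcal H_m$ be its lowest Taylor term at $x$. By Lemma~\ref{lem:leading} and Theorem~\ref{thm:structure},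 $\Sigma_h=\Sigma_{h^*}$ for some $h^*\in\mathcal H_d$, and the complement has two components. Each of $h,h^*$ has a constant sign on each component and takes both signs. So the components are $\{\pm h>0\}$, and $hh^*$ has one sign off $\Sigma_h$. Then $\int_Shh^*\ne0$, which forces $m=d$.
\end{proof}

The next lemma is the converse of the second-order test. For a nondegenerate quadratic form it is the Morse lemma. The idea is to deform $h$ into $v$ along $v_t=h+tp$ and to find a time-dependent vector field whose flow undoes the deformation.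

\begin{lemma}\label{lem:determinacy}
Let $h\in\mathcal P_d$ satisfy $\mathcal P_{d+1}=\sum_i\mathcal P_2\,\partial_ih$, and let $p$ be smooth near $0$ with $p=O(|y|^{d+1})$. Then there is a $C^\infty$ diffeomorphism $\phi$ between neighborhoods of $0$ with $\phi(0)=0$ and $(h+p)\circ\phi=h$.
\end{lemma}

\begin{proof}
By Taylor's formula with integral remainder, a smooth function on a ball that is $O(|y|^N)$ can be written as $\sum_{|\beta|=N}a_\beta(y)y^\beta$ with smooth $a_\beta$. Let $\mathbf m$ be the column vector of all monomials of degree $d+1$. By hypothesis $\mathbf m=\mathbf Q\nabla h$ for a matrix $\mathbf Q$ with entries in $\mathcal P_2$. The entries of $\mathbf Q\nabla p$ are $O(|y|^{d+2})$, and each monomial of degree $d+2$ is some $y_i$ times an entry of $\mathbf m$; so $\mathbf Q\nabla p=\mathbf B\,\mathbf m$ with $\mathbf B$ smooth and $\mathbf B(0)=0$. With $v_t=h+tp$,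
\[
\mathbf Q\nabla v_t=(\mathrm{Id}+t\mathbf B)\,\mathbf m,
\]
and $\mathrm{Id}+t\mathbf B(y)$ is invertible for small $y$ and all $t\in[0,1]$. (This is Nakayama's lemma, written out.) Write $p=\mathbf a\,\mathbf m$ with a smooth row vector $\mathbf a$. The row vector $\xi(y,t)=-\mathbf a\,(\mathrm{Id}+t\mathbf B)^{-1}\mathbf Q$ is smooth, vanishes at $y=0$, and satisfies $\xi\cdot\nabla v_t=-p$. The flow $\dot\phi_t=\xi(\phi_t,t)$, $\phi_0=\mathrm{id}$, fixes $0$, so it exists for $t\in[0,1]$ on a neighborhood of $0$, and $\frac d{dt}v_t(\phi_t)=(p+\xi\cdot\nabla v_t)(\phi_t)=0$. Take $\phi=\phi_1$.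
\end{proof}

It remains to see that connectedness alone forces the hypothesis of Lemma~\ref{lem:determinacy} in the two cases.

\begin{lemma}\label{lem:full}
Let $(n,d)\in\{(4,2),(3,3)\}$ and $0\ne h\in\mathcal H_d$ with $\{h>0\}$ and $\{h<0\}$ connected. Then $J_{d+1}(h)=\mathcal P_{d+1}$.
\end{lemma}

\begin{proof}
\emph{The pair $(4,2)$.} The quadratic form $h$ takes both signs. If it had exactly one positive eigenvalue, with eigenvector $e$, then $h\le0$ on $e^\perp$, and $\{h>0\}$ would be split by $e^\perp$ into two nonempty parts containing $e$ and $-e$. So there are at least two positive and, by the same argument for $-h$, at least two negative eigenvalues. Hence $h$ is nondegenerate, the $\partial_ih$ span $\mathcal P_1$, and $J_3(h)=\mathcal P_3$.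

\emph{The pair $(3,3)$.} We claim that $\nabla h\ne0$ on $\mathbb C^3\setminus\{0\}$, that is, the plane cubic $\{h=0\}\subset\mathbb{CP}^2$ is nonsingular.

Suppose first that $\nabla h(e)=0$ for a real unit vector $e$, and rotate so that $e=(0,0,1)$. Write $h=az^3+z^2\ell+zA+C$ with $\ell,A,C$ homogeneous in $(x,y)$ of degrees $1,2,3$. Then $\nabla h(e)=(\partial_x\ell,\partial_y\ell,3a)$, so $h=zA+C$, and $\Delta h=z\Delta A+\Delta C=0$ shows that $A$ and $C$ are harmonic in the plane. If $A=0$, then $h$ is a nonzero multiple of $r^3\cos(3\varphi-\varphi_0)$ and $\{h>0\}$ has three components. Otherwise, after a rotation about the $z$-axis, $A=\alpha(x^2-y^2)$ with $\alpha>0$. Project $\{h>0\}$ to the $(x,y)$-plane. The image contains every point with $A\ne0$, misses the origin, and misses each of the four open rays of $\{x^2=y^2\}$ on which $C\le0$. As $C$ is odd, at least one ray of each opposite pair is missed. The punctured plane with at least two rays removed is disconnected, so $\{h>0\}$ is disconnected. Both cases contradict the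 hypothesis.

Suppose next that $[p]\in\mathbb{CP}^2$ is a nonreal singular point. Since $h$ is real, $[\bar p]\ne[p]$ is singular too. The restriction of $h$ to the line through them is a binary cubic with two double zeros, hence zero. The line is invariant under conjugation, so it is the zero set of a real linear form, which divides $h$. Rotate so that $h=zq$ with $q=A+z\ell+\gamma z^2$, $A$ and $\ell$ forms in $(x,y)$. Then $0=\Delta h=z\Delta q+2\partial_zq=(\Delta A+6\gamma)z+2\ell$, so $\ell=0$ and $\gamma=-\frac16\Delta A$; in particular $A\ne0$. On $\{z=0\}$, $\nabla h=(0,0,A)$, so $A$ vanishes at the nonreal point $[p]$ of this line, and a nonzero real binary quadratic form with a nonreal zero is definite. Then $\gamma$ has the sign opposite to $A$, and $q$ takes both signs in each of $\{z>0\}$ and $\{z<0\}$. So $\{h>0\}$ meets both half-spaces and misses the plane $\{z=0\}$, again a contradiction. The claim follows.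

We now use a standard fact of commutative algebra: if $N$ homogeneous polynomials of positive degrees $d_1,\dots,d_N$ in $\mathbb C[x_1,\dots,x_N]$ have no common zero except $0$, they form a regular sequence, and the quotient ring has Hilbert series $\prod_i(1-t^{d_i})/(1-t)^N$. For the three quadrics $\partial_ih$ this is $(1+t)^3$, which has no term of degree $4$. So every complex quartic is $\sum_iQ_i\partial_ih$ with complex quadrics $Q_i$, and taking real parts of coefficients gives $J_4(h)=\mathcal P_4$.
\end{proof}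

\begin{proof}[Proof of Theorem~\ref{thm:constant}(a)]
Take $v$ and $h$ from Lemma~\ref{lem:reduction}. By Lemmas~\ref{lem:full} and \ref{lem:determinacy} with $p=v(x+\cdot)-h$, there is a $C^\infty$ diffeomorphism $\phi$ with $v(x+\phi(y))=h(y)$ near $0$. Then $y\mapsto x+\phi(y)$ maps $\Sigma_h$ onto $\partial\Omega$ near $x$, and $\mathbb R^n\setminus\Sigma_h$ has the two components $\{\pm h>0\}$.
\end{proof}

\section{Constant density: degree $d\ge3$}\label{sec:harmonic}

If $g$ vanishes on $B_1$, the function $w$ of Proposition~\ref{prop:construction} is harmonic there and its term of order $d+1$ is some $q\in\mathcal H_{d+1}$. We show that $g_0$ can be chosen to push $q$ out of $J_{d+1}(h)$ whenever $\mathcal H_{d+1}\not\subset J_{d+1}(h)$. For large $d$ this condition holds for reasons of dimension: in $\mathbb R^3$, $\dim J_{d+1}(h)\le3\cdot6=18$ while $\dim\mathcal H_{d+1}=2d+3$. The small degrees need explicit examples. Lemma~\ref{lem:second} compares $q$ with $J_{d+1}(h)$ only on $\Sigma_h$, so we first pass from $\Sigma_h$ to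 an identity of polynomials.

\begin{lemma}\label{lem:divide}
If $0\ne h\in\mathcal H_d$, $d\ge1$, and a real polynomial $P$ vanishes on $\Sigma_h$, then $h$ divides $P$. In particular, if $P\in\mathcal P_{d+1}$, then $P\in h\,\mathcal P_1\subset J_{d+1}(h)$.
\end{lemma}

\begin{proof}
Suppose $h=pr$ with $p$ nonconstant and $p\ge0$ everywhere or $p\le0$ everywhere. Factors of a homogeneous polynomial are homogeneous, and $\deg r<d$, so $\int_Shr=0$. But $\int_Shr=\int_Spr^2\ne0$. So every nonconstant factor of $h$ changes sign; in particular no square of a nonconstant polynomial divides $h$. Thus $h$ is a product of pairwise non-associate irreducible real polynomials $p_i$, each changing sign. By \cite[Theorem 4.5.1]{BCR}, an irreducible real polynomial that changes sign generates the ideal of its real zero set. As $\Sigma_{p_i}\subset\Sigma_h$, each $p_i$ divides $P$, and hence so does $h$.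
\end{proof}

\begin{proposition}\label{prop:harmonic}
Let $h\in\mathcal H_d$ be good on $\mathbb R^n$, $n\ge3$, $d\ge2$, with $\mathcal H_{d+1}\not\subset J_{d+1}(h)$. Then for a suitable $g_0\in C_c^\infty(B_2\setminus\overline B_1)$, all small $\varepsilon$ and all $k\ge0$, the domains of Proposition~\ref{prop:construction} have logarithmic density $0$ near $0$, and $\Sigma_v\times\mathbb R^k$ is not, near $0$, the image of $\Sigma_{h'}$ with $h'$ homogeneous under a $C^2$ diffeomorphism fixing $0$.
\end{proposition}

\begin{proof}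
Let $0\ne Y\in\mathcal H_{d+1}$ be orthogonal in $L^2(S)$ to $\mathcal H_{d+1}\cap J_{d+1}(h)$. If $Y$ vanished on $\Sigma_h$, Lemma~\ref{lem:divide} would put it in $J_{d+1}(h)$ and $Y$ would be orthogonal to itself. So, by homogeneity, $Y\ne0$ at some point of $\Sigma_h$ in $B_2\setminus\overline B_1$. Let $\Psi(y)=|y|^{-n-2d}Y(y)$ be the Kelvin transform of $Y$, harmonic off $0$ and homogeneous of degree $1-n-d$. Let $g_0\ge0$ be a bump function at that point, supported in $B_2\setminus\overline B_1$ where $Y$ has one sign. Then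
\begin{equation}\label{eq:g0}
\int_{\Sigma_h}g_0\,|\nabla h|\,\Psi\,d\sigma\ne0 .
\end{equation}

Since $f$ is supported in $\operatorname{supp}g_0\subset\{|y|>1\}$, the remainder bound for $\Phi$ with $J=d+1$ gives $w=q+O(|x|^{d+2})$ for $|x|\le\frac12$, with $q=\int\Phi_{d+1}(\cdot,y)f(y)\,dy\in\mathcal H_{d+1}$. We compute $\langle q,Y\rangle_{L^2(S)}$. The function $V$ equal to $Y$ in $\overline B_1$ and to $\Psi$ outside is continuous and tends to $0$ at infinity, and its radial derivative jumps across $S$ by $(1-n-d)Y-(d+1)Y$. So $\Delta V=-(2d+n)Y\,d\sigma_S$, and by Liouville's theorem $V=\Phi*\Delta V$. For $|y|>1$ the function $\Phi(\cdot-y)$ is harmonic near $\overline B_1$, its expansion $\sum_j\Phi_j(\cdot,y)$ converges uniformly on $S$, and only $j=d+1$ pairs with $Y$. Hence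
\[
\int_S\Phi_{d+1}(\theta,y)Y(\theta)\,d\sigma(\theta)=-\frac{\Psi(y)}{2d+n},\qquad\langle q,Y\rangle=-\frac1{2d+n}\int f\,\Psi\,dy .
\]
As $\varepsilon\to0$, $v\to h$ in $C^1(\overline B_2)$ by Proposition~\ref{prop:construction}(2), so $f/\varepsilon\to\chi_{\{h>0\}}(2\nabla g_0\cdot\nabla h+h\Delta g_0)=\chi_{\{h>0\}}\Delta(g_0h)$ boundedly and pointwise off $\Sigma_h$. Green's formula on $\{h>0\}$, where $g_0h$ vanishes on the boundary with outer normal derivative $-g_0|\nabla h|$, gives
\[
\lim_{\varepsilon\to0}\frac{\langle q,Y\rangle}{\varepsilon}=-\frac1{2d+n}\int_{\{h>0\}}\Psi\,\Delta(g_0h)\,dy=\frac1{2d+n}\int_{\Sigma_h}g_0|\nabla h|\Psi\,d\sigma,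
\]
which is nonzero by \eqref{eq:g0}. So $q\notin J_{d+1}(h)$ for small $\varepsilon$. If a diffeomorphism existed, Lemma~\ref{lem:second} would give $q+R=0$ on $\Sigma_h$ with $R\in J_{d+1}(h)$, and Lemma~\ref{lem:divide} would give $q+R\in J_{d+1}(h)$, hence $q\in J_{d+1}(h)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:constant}(b) for $n\ge4$, $d\ge3$]
On $\mathbb C^2$ take $h=\operatorname{Re}(\zeta_1^d+\zeta_2^d)$, good by Lemma~\ref{lem:fermat}. Regard complex polynomials on $\mathbb R^4$ as polynomials in $\zeta_1,\bar\zeta_1,\zeta_2,\bar\zeta_2$. Since $\partial_{\zeta_j}h=\frac d2\zeta_j^{d-1}$ and $\partial_{\bar\zeta_j}h=\frac d2\bar\zeta_j^{d-1}$, every monomial occurring in an element of $J_{d+1}(h)$ has an exponent at least $d-1$. Recall $\Delta=4\sum_j\partial_{\zeta_j}\partial_{\bar\zeta_j}$. The following elements of $\mathcal H_{d+1}$ contain a monomial with all exponents at most $d-2$.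
\begin{itemize}
\item $d=3$: $|\zeta_1|^4-4|\zeta_1|^2|\zeta_2|^2+|\zeta_2|^4$, with monomial $\zeta_1\bar\zeta_1\zeta_2\bar\zeta_2$; here $\frac14\Delta$ gives $4|\zeta_1|^2-4|\zeta_2|^2-4|\zeta_1|^2+4|\zeta_2|^2=0$.
\item $d=4$: $\operatorname{Re}(3\zeta_1^2\bar\zeta_1\zeta_2^2-2\zeta_1\zeta_2^3\bar\zeta_2)$, with monomial $\zeta_1^2\bar\zeta_1\zeta_2^2$; here $\frac14\Delta$ gives $\operatorname{Re}(6\zeta_1\zeta_2^2-6\zeta_1\zeta_2^2)=0$.
\item $d\ge5$: $\operatorname{Re}(\zeta_1^3\zeta_2^{d-2})$, where $3\le d-2$.
\end{itemize}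
Proposition~\ref{prop:harmonic} applies with $k=n-4$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:constant}(b) for $n=3$, $d\ge5$ odd]
Take $h_\mu=\operatorname{Re}\zeta^d+\mu Z_d$ from Lemma~\ref{lem:odd}. We show that $Z_{d+1}\notin J_{d+1}(h_\mu)$ for small $\mu$; then Proposition~\ref{prop:harmonic} applies with $k=0$. At $\mu=0$ the derivative $\partial_zh_\mu$ vanishes and $J_{d+1}$ drops in dimension, so we rescale that generator before passing to the limit. Over $\mathbb C$, $J_{d+1}(h_\mu)$ is spanned by the $18$ products $e_i^\mu$ of the six quadratic monomials in $\zeta,\bar\zeta,z$ with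
\[
\partial_\zeta h_\mu=\tfrac d2\zeta^{d-1}+O(\mu),\qquad\partial_{\bar\zeta}h_\mu=\tfrac d2\bar\zeta^{d-1}+O(\mu),\qquad\mu^{-1}\partial_zh_\mu=\partial_zZ_d=d\,Z_{d-1}.
\]
The last equality holds because $\partial_zZ_d\in\mathcal H_{d-1}$ is invariant under rotations about the $z$-axis, hence a multiple of $Z_{d-1}$, and $Z_j(0,z)=z^j$. Let $e_i^0=\lim_{\mu\to0}e_i^\mu$.

\emph{The $e_i^0$ are linearly independent.} The twelve products with $\zeta^{d-1}$ and $\bar\zeta^{d-1}$ are multiples of distinct monomials, since $d-1>2$. They lie in the monomial ideal $\mathfrak a=(\zeta^{d-1},\bar\zeta^{d-1})$, so it suffices to show $Z_{d-1}p\notin\mathfrak a$ for every nonzero complex quadratic form $p$. Let $z^jp_*(\zeta,\bar\zeta)$ be the part of $p$ of highest degree in $z$. Since $Z_{d-1}=z^{d-1}+{}$terms of lower degree in $z$, the part of $Z_{d-1}p$ of highest degree in $z$ is $z^{d-1+j}p_*$, and its monomials have degree at most $2<d-1$ in $(\zeta,\bar\zeta)$, so they are not in $\mathfrak a$.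

\emph{Passing to the limit.} Suppose $Z_{d+1}=\sum_ic_i^\mu e_i^\mu$ along a sequence $\mu\to0$. The Gram matrices of $(e_i^\mu)$, for any inner product, converge to the invertible Gram matrix of $(e_i^0)$, so the $c_i^\mu$ converge and $Z_{d+1}\in\operatorname{span}(e_i^0)$. Give $\zeta^a\bar\zeta^{a'}z^{a''}$ the weight $a-a'$. The polynomials $Z_j$ have weight $0$, the products with $\zeta^{d-1}$ and $\bar\zeta^{d-1}$ have weights of absolute value at least $d-3\ge2$, and the quadratic monomials of weight $0$ are $z^2$ and $\zeta\bar\zeta$. Comparing parts of weight $0$ gives $Z_{d+1}=Z_{d-1}(\alpha z^2+\beta\zeta\bar\zeta)$, that is, $P_{d+1}(t)=P_{d-1}(t)(\alpha t^2+\beta(1-t^2))$. The recurrence $(j+1)P_{j+1}=(2j+1)tP_j-jP_{j-1}$ with $j=d$ shows that $P_{d-1}$ divides $tP_d$. By the same recurrence a common root of $P_d$ and $P_{d-1}$ would be a root of $P_{d-2},\dots,P_0=1$, so they are coprime. Hence $P_{d-1}$ divides $t$, which is impossible as $d-1\ge4$.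
\end{proof}

\section{Constant density: a quadratic cone in dimension $n\ge5$}\label{sec:quadratic}

For $d=2$ a good $h$ can give no counterexample with constant density. Indeed a degenerate quadratic form has $h=0$, $\nabla h=0$ on its kernel, so a good $h$ is nondegenerate, and Lemma~\ref{lem:determinacy} applies. In dimension $n\ge5$, however, a degenerate form such as $|a|^2-|b|^2$ on $\mathbb C\times\mathbb C\times\mathbb R$ still separates space into two components, and its zero set is singular along a whole line. We add a cubic $H$ that does not vanish on this line and so removes the singularities away from $0$. At large scales $H$ dominates, so it should be good. On $\mathbb R^5=\mathbb C\times\mathbb C\times\mathbb R\ni(a,b,\alpha)$ let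
\[
h_2=|a|^2-|b|^2,\qquad H=-\alpha^3+3\alpha|a|^2-\tfrac32\alpha|b|^2+\tfrac{3\sqrt3}2\operatorname{Re}(\bar ab^2),\qquad u=h_2+H .
\]
These are harmonic: $\Delta h_2=4-4$, and $\Delta H=-6\alpha+12\alpha-6\alpha=0$, since $\bar ab^2$ is harmonic in $a$ and in $b$ separately.

\begin{lemma}\label{lem:Hgood}
$\nabla H\ne0$ on $\mathbb R^5\setminus\{0\}$, and $\{H>0\}$, $\{H<0\}$ are connected.
\end{lemma}

\begin{proof}
We identify $H$ with the determinant on traceless symmetric $3\times3$ matrices. Write $a=\beta+i\sqrt2\,p$, $b=\sqrt2(q+is)$ and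
\[
M=\begin{pmatrix}\frac\alpha{\sqrt6}+\frac\beta{\sqrt2}&p&q\\ p&\frac\alpha{\sqrt6}-\frac\beta{\sqrt2}&s\\ q&s&-\frac{2\alpha}{\sqrt6}\end{pmatrix}.
\]
This is a linear isomorphism of $\mathbb R^5$ onto the space $\mathcal S_0$ of such matrices, isometric for the norm $\operatorname{tr}M^2=\alpha^2+\beta^2+2(p^2+q^2+s^2)=\alpha^2+|a|^2+|b|^2$. From $\det M=M_{11}M_{22}M_{33}+2pqs-M_{11}s^2-M_{22}q^2-M_{33}p^2$ and $M_{11}M_{22}=\frac{\alpha^2}6-\frac{\beta^2}2$ we get
\begin{align*}
3\sqrt6\det M&=(-\alpha^3+3\alpha\beta^2)+6\sqrt6\,pqs-(3\alpha+3\sqrt3\beta)s^2-(3\alpha-3\sqrt3\beta)q^2+6\alpha p^2\\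
&=-\alpha^3+3\alpha(\beta^2+2p^2)-3\alpha(q^2+s^2)+3\sqrt3\,\beta(q^2-s^2)+6\sqrt6\,pqs .
\end{align*}
This equals $H$, because $|a|^2=\beta^2+2p^2$, $|b|^2=2(q^2+s^2)$ and $\operatorname{Re}(\bar ab^2)=2\beta(q^2-s^2)+4\sqrt2\,pqs$. For eigenvalues with sum $0$, $\mu_1^3+\mu_2^3+\mu_3^3=3\mu_1\mu_2\mu_3$, so $H=\sqrt6\operatorname{tr}M^3$.

The derivative of $\operatorname{tr}M^3$ in the direction $E\in\mathcal S_0$ is $3\operatorname{tr}(M^2E)$. It vanishes for all $E$ only if $M^2=c\,\mathrm{Id}$; then the three eigenvalues are $\pm\sqrt c$ with sum $0$, so $M=0$. A traceless matrix with $\det M>0$ has one positive and two negative eigenvalues, so $\{H>0\}$ is the image of the connected set $SO(3)\times\{\mu_2<0,\ \mu_3<0\}$ under $(O,\mu_2,\mu_3)\mapsto O\operatorname{diag}(-\mu_2-\mu_3,\mu_2,\mu_3)O^T$. Finally $\{H<0\}=-\{H>0\}$.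
\end{proof}

\begin{lemma}\label{lem:ugrad}
$\nabla u\ne0$ on $\Sigma_u\setminus\{0\}$.
\end{lemma}

\begin{proof}
Let $u=0$ and $\nabla u=0$ at $(a,b,\alpha)$. Euler's identity gives $2h_2+3H=0$, and $h_2+H=0$, so $h_2=0$ and $|a|=|b|=:\rho$. Write the last term of $H$ as $\frac{3\sqrt3}4(\bar ab^2+a\bar b^2)$. The equations $\partial_\alpha u=0$, $\partial_{\bar a}u=0$, $\partial_{\bar b}u=0$ read
\[
\alpha^2=\tfrac12\rho^2,\qquad(2+6\alpha)\,a=-\tfrac{3\sqrt3}2\,b^2,\qquad(2+3\alpha)\,b=3\sqrt3\,a\bar b .
\]
If $\rho=0$ the point is $0$. Otherwise $|2+6\alpha|=\frac{3\sqrt3}2\rho$ and $|2+3\alpha|=3\sqrt3\,\rho$, so $2+3\alpha=\pm2(2+6\alpha)$, that is, $\alpha=-\frac29$ or $\alpha=-\frac25$; and $3\sqrt3\,\rho=3\sqrt6\,|\alpha|$. In the first case $3\sqrt6|\alpha|=\frac{2\sqrt6}3\ne\frac43=|2+3\alpha|$, and in the second $3\sqrt6|\alpha|=\frac{6\sqrt6}5\ne\frac45=|2+3\alpha|$.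
\end{proof}

\begin{lemma}\label{lem:uconn}
The sets $\{u>0\}$ and $\{u<0\}$ are connected.
\end{lemma}

\begin{proof}
By the maximum principle every component of $\{u>0\}$ is unbounded, so it suffices to show that $\{u>0\}\cap\{|x|>R\}$ is connected for some $R$. On $\Sigma_H\cap S$ we have $\nabla_SH=\nabla H\ne0$, so there is $s>0$ with $\nabla_SH\ne0$ on $\{|H|\le s\}\cap S$. There let $Z=\nabla_SH/|\nabla_SH|^2$; along its flow $H$ increases at unit speed. Flowing for time $(s-H)^+$ maps the connected set $\{H>0\}\cap S$ continuously onto $D=\{H\ge s\}\cap S$, so $D$ is connected. Now $r^{-3}u(r\theta)=H(\theta)+r^{-1}h_2(\theta)$ with $|h_2|\le1$ on $S$. Take $R>1/s$ so large that $|Z\cdot\nabla_Sh_2|<R$ on $\{|H|\le s\}\cap S$. Then $u>0$ on the connected set $D_R=\{r\theta:r>R,\ \theta\in D\}$. If $r>R$, $u(r\theta)>0$ and $\theta\notin D$, then $-s<H(\theta)<s$; flowing $\theta$ along $Z$ at fixed $r$ increases $u$, because $1+r^{-1}Z\cdot\nabla_Sh_2>0$, and reaches $D_R$ when $H=s$. For $\{u<0\}$ replace $(h_2,H)$ by $(-h_2,-H)$;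 the argument used only Lemma~\ref{lem:Hgood} and bounds on $|h_2|$ and $|\nabla h_2|$.
\end{proof}

\begin{lemma}\label{lem:uNTA}
$(\{u>0\},\{u<0\})$ is an (H)-pair.
\end{lemma}

\begin{proof}
We list the limits of $u_{Q_i,r_i}$, $Q_i\in\Sigma_u$, in Lemma~\ref{lem:criterion}. After passing to a subsequence one of five cases occurs; all expansions are uniform for bounded $X$.

(1) $Q_i\to0$, $r_i\to0$. Then $u(Q_i+r_iX)=r_i\nabla u(Q_i)\cdot X+\frac12r_i^2D^2u(Q_i)[X,X]+O(r_i^3)$ and $\frac12D^2u(Q_i)[X,X]\to h_2(X)$. If $|\nabla u(Q_i)|/r_i\to\infty$, the limit is linear. Otherwise $\nabla u(Q_i)/r_i\to\xi$ along a subsequence, and the limit is a positive multiple of $h_2+\xi\cdot X$. Completing squares, this is a translate of $|a|^2-|b|^2+\xi_\alpha\alpha+c'$. If $\xi_\alpha\ne0$, the two sets are the regions above and below a graph over the $(a,b)$-space. If $\xi_\alpha=0$, in $\{|a|^2-|b|^2+c'>0\}$ shrink $b$ and $\alpha$ to $0$ to reach $\{|a|^2>-c'\}$, and in $\{|a|^2-|b|^2+c'<0\}$ shrink $a$ and $\alpha$ to $0$ to reach $\{|b|^2>c'\}$.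 Each of these is a plane, a punctured plane or the exterior of a disk, hence connected.

(2) $Q_i\to Q\ne0$, $r_i\to0$. The limit is linear by Lemma~\ref{lem:ugrad}.

(3) $Q_i\to Q$, $r_i\to r\in(0,\infty)$. The limit is a positive multiple of $u(Q+r\,\cdot)$; use Lemma~\ref{lem:uconn}.

(4) $|Q_i|+r_i\to\infty$ and $Q_i/r_i\to z$. Then $r_i\to\infty$ and $r_i^{-3}u(Q_i+r_iX)=H(Q_i/r_i+X)+r_i^{-1}h_2(Q_i/r_i+X)\to H(z+X)$; use Lemma~\ref{lem:Hgood}.

(5) $|Q_i|+r_i\to\infty$ and $|Q_i|/r_i\to\infty$. Then $|Q_i|\to\infty$, $|\nabla u(Q_i)|\ge c|Q_i|^2$ by Lemma~\ref{lem:Hgood}, and $u(Q_i+r_iX)=r_i\nabla u(Q_i)\cdot X+O(r_i^2|Q_i|)$. The error is smaller than the main term by the factor $r_i/|Q_i|$, so the limit is linear.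

In each case both sets $\{p>0\}$, $\{p<0\}$ are connected.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:constant}(b) for $n\ge5$, $d=2$]
Let $\Omega^\pm=\{\pm u>0\}\times\mathbb R^{n-5}$. This is an (H)-pair by Lemmas~\ref{lem:uNTA} and \ref{lem:H}(c), and the computation in Example~\ref{ex:polynomial}, for $u$ viewed on $\mathbb R^n$, gives $\omega^+=\omega^-$. By Lemma~\ref{lem:leading} the only blow-up of $\partial\Omega$ at $0$ is $\Sigma_{h_2}=K\times\mathbb R^{n-4}$ with $K=\{|a|=|b|\}\subset\mathbb R^4$, so $0\in\Gamma_2$. By Lemmas~\ref{lem:ugrad} and \ref{lem:leading}, at each point of $\partial\Omega$ outside the subspace $\Lambda=\{0\}\times\mathbb R^{n-5}$ the only blow-up is a hyperplane.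

Suppose $\phi:U\to V$ is a $C^1$ diffeomorphism with $\phi(0)=0$ and $\phi(\Sigma_{h'}\cap U)=\partial\Omega\cap V$, $h'$ homogeneous, and let $A=D\phi(0)$. By Lemma~\ref{lem:first}, $\Sigma_{h'}=A^{-1}(K\times\mathbb R^{n-4})$. This cone is invariant under translations along the subspace $W=A^{-1}(\{0\}\times\mathbb R^{n-4})$, of dimension $n-4$. So for $y\in W\cap U$ the set $\Sigma_{h'}-y=\Sigma_{h'}$ is a cone. If $\phi(y)\notin\Lambda$, Lemma~\ref{lem:first} at $y$ shows that $D\phi(y)\Sigma_{h'}$ is a hyperplane. This is false, because $K$ spans $\mathbb R^4$ and so $\Sigma_{h'}$ spans $\mathbb R^n$. Hence $\phi(W\cap U)\subset\Lambda$, and differentiating at $0$ gives $AW\subset\Lambda$. But $A$ is injective and $\dim W=n-4>n-5=\dim\Lambda$.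
\end{proof}

The three cases treated in Sections~\ref{sec:harmonic} and \ref{sec:quadratic} exhaust the list in Theorem~\ref{thm:constant}(b), which completes its proof.

\begin{thebibliography}{9}

\bibitem{Badger}
Matthew Badger, \emph{Flat points in zero sets of harmonic polynomials and harmonic measure from two sides}, arXiv:1109.1427 (2011).

\bibitem{BCR}
Bochnak, Coste, and Roy, \emph{Real Algebraic Geometry}.

\bibitem{KT}
Kenig and Toro, Ann.\ of Math.\ \textbf{150} (1999).

\end{thebibliography}
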